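\title{Almost disjoint families of antichains\\ and the consistency of $\mathfrak{a}_{\mathrm{Sacks}}<\mathfrak{a}$}

\begin{abstract}
The trace of a set $A$ of nodes of the binary tree is the set of branches that meet $A$ infinitely often. The cardinal $\mathfrak{a}_{\mathrm{Sacks}}$ is the least size of an almost disjoint family $\mathcal{A}$ of infinite sets with empty trace such that every set almost disjoint from all members of $\mathcal{A}$ has countable trace. We show that $\mathfrak{a}_{\mathrm{Sacks}}<\mathfrak{a}$ is consistent relative to ZFC. Assuming CH, for regular cardinals $\aleph_2\le\mu<\lambda=\lambda^{\aleph_0}$ we construct a ccc poset forcing $\mathfrak{a}_{\mathrm{Sacks}}=\mathfrak{b}=\mathfrak{d}=\mathrm{add}(\mathcal{M})=\mathrm{cof}(\mathcal{M})=\mu<\lambda=\mathfrak{a}=\mathfrak{c}$. The poset iterates a forcing that adds an antichain almost disjoint from all ground-model antichains, along an index set that is not well-ordered and has room for a copy of any name from a small almost disjoint family. We also prove in ZFC that $\max\{\mathfrak{b},\mathrm{cov}(\mathcal{M})\}\le\mathfrak{a}_{\mathrm{Sacks}}$,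 and that $\mathfrak{a}_{\mathrm{Sacks}}\le\mathrm{cof}(\mathcal{M})$ if $\max\{\mathfrak{d},\mathrm{non}(\mathcal{M})\}\le\mathrm{cov}(\mathcal{N})$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

We work in ZFC and write $\mathfrak{c}=2^{\aleph_0}$. Two sets are \emph{almost disjoint} if their intersection is finite, and a family of sets is almost disjoint if any two distinct members are. For a family $\mathcal{A}$ of subsets of a countable set $\Omega$, let $\mathcal{A}^\perp$ be the set of all $B\subseteq\Omega$ with $|B\cap A|<\omega$ for every $A\in\mathcal{A}$. An almost disjoint family $\mathcal{A}$ of infinite subsets of $\Omega$ is \emph{maximal} (MAD) if $\mathcal{A}^\perp$ consists of finite sets. The almost disjointness number $\mathfrak{a}$ is the least size of an infinite MAD family on $\omega$. One can weaken maximality by asking only that the members of $\mathcal{A}^\perp$ be small in the sense of some ideal, and this paper is about one such weakening.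

Take $\Omega=2^{<\omega}$, the binary tree. Its elements are \emph{nodes}; chains, antichains and comparability refer to $\subseteq$. For $y\in2^\omega$ let $\hat y=\{y\restriction n:n\in\omega\}$ be the branch of $y$. The \emph{trace} of $A\subseteq2^{<\omega}$ is
\[
\pi(A)=\{x\in2^\omega:\exists^\infty n\ (x\restriction n\in A)\}.
\]
For example, $\pi(\hat y)=\{y\}$, the trace of an antichain is empty, and the trace of a subtree $T$ is the set of all $x$ with $\hat x\subseteq T$. The trace is always a $G_\delta$ set, namely $\bigcap_m\bigcup_{n\ge m}\{x:x\restriction n\in A\}$, and $\pi(A\cup B)=\pi(A)\cup\pi(B)$. Let $\mathsf{ctble}$ be the ideal of countable subsets of $2^\omega$, and let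
\[
tr(\mathsf{ctble})=\{A\subseteq2^{<\omega}:\pi(A)\text{ is countable}\}.
\]
Let $\mathcal{BR}^\perp$ be the family of all $A\subseteq2^{<\omega}$ that meet every branch in a finite set; these are the sets with $\pi(A)=\emptyset$.

\begin{definition}\label{def:asacks}
The cardinal $\mathfrak{a}_{\mathrm{Sacks}}=\mathfrak{a}(tr(\mathsf{ctble}))$ is the least size of an almost disjoint family $\mathcal{A}\subseteq\mathcal{BR}^\perp$ of infinite sets such that $\mathcal{A}\cup\mathcal{A}^\perp\subseteq tr(\mathsf{ctble})$.
\end{definition}

The members of $\mathcal{A}$ have empty trace, so the last condition says only that every $B$ with uncountable trace meets some member of $\mathcal{A}$ in an infinite set. Families of this kind exist. Indeed, a set $B$ with infinite trace contains an infinite antichain: choose distinct $y_n\in\pi(B)$ converging to some $x$ with all $y_n\ne x$, thin out so that the least position $d_n$ at which $y_n$ and $x$ differ increases strictly, and pick $u_n\in B\cap\hat y_n$ of length greater than $d_n$; then $u_n(d_n)\ne x(d_n)=u_m(d_n)$ for $n<m$. Hence, if $\mathcal{A}$ is maximal among almost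 disjoint families of infinite antichains, then $\pi(B)$ is finite for every $B\in\mathcal{A}^\perp$. In particular $\mathfrak{a}_{\mathrm{Sacks}}\le\mathfrak{c}$.

The following question is posed in \cite{Guzman}.

\medskip
\noindent\textbf{Question.} \emph{Is $\mathfrak{a}_{\mathrm{Sacks}}<\mathfrak{a}$ consistent with ZFC, or does ZFC prove $\mathfrak{a}\le\mathfrak{a}_{\mathrm{Sacks}}$?}
\medskip

Both cardinals lie between $\mathfrak{b}$ and $\mathfrak{c}$, and both ask an almost disjoint family to meet many sets, so one may try to prove $\mathfrak{a}\le\mathfrak{a}_{\mathrm{Sacks}}$ by restricting a family $\mathcal{A}$ as in Definition~\ref{def:asacks} to an infinite set $E$ of nodes on which it is maximal. The definition provides no such $E$. If $E$ contains an infinite chain, then this chain belongs to $\mathcal{A}^\perp$ and $\mathcal{A}$ is not maximal on $E$. If $E$ contains no infinite chain, then $\pi(E)=\emptyset$ and the definition asks nothing about the subsets of $E$. This suggests that the inequality can fail, and it shows what to exploit: a family witnessing that $\mathfrak{a}_{\mathrm{Sacks}}$ is small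 may consist of antichains and may ignore all other antichains.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Assume CH, and let $\mu<\lambda$ be regular cardinals with $\mu\ge\aleph_2$ and $\lambda^{\aleph_0}=\lambda$. There is a ccc poset forcing
\[
\mathfrak{a}_{\mathrm{Sacks}}=\mathfrak{b}=\mathfrak{d}=\mathrm{add}(\mathcal{M})=\mathrm{cof}(\mathcal{M})=\mu<\lambda=\mathfrak{a}=\mathfrak{c}.
\]
Moreover, in the extension $\mathfrak{a}_{\mathrm{Sacks}}=\mu$ is witnessed by a family $\mathcal{A}$ of antichains of $2^{<\omega}$ such that $\pi(B)$ is finite for every $B\in\mathcal{A}^\perp$.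
\end{theorem}

The hypotheses hold in a model of GCH for $\mu=\aleph_2$ and $\lambda=\aleph_3$. This answers the question.

\begin{corollary}\label{cor:con}
$\mathrm{Con}(\mathrm{ZFC})$ implies $\mathrm{Con}(\mathrm{ZFC}+\mathfrak{a}_{\mathrm{Sacks}}=\aleph_2<\mathfrak{a}=\mathfrak{c}=\aleph_3)$. So, if ZFC is consistent, $\mathfrak{a}\le\mathfrak{a}_{\mathrm{Sacks}}$ is not a theorem of ZFC.
\end{corollary}

\begin{theorem}\label{thm:zfc}
The following hold in ZFC.
\begin{itemize}
\item[(a)] $\max\{\mathfrak{b},\mathrm{cov}(\mathcal{M})\}\le\mathfrak{a}_{\mathrm{Sacks}}$.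
\item[(b)] If $\max\{\mathfrak{d},\mathrm{non}(\mathcal{M})\}\le\mathrm{cov}(\mathcal{N})$, then $\mathfrak{a}_{\mathrm{Sacks}}\le\mathrm{cof}(\mathcal{M})$.
\end{itemize}
\end{theorem}

Part (a) is proved in Section~\ref{sec:lower}. Section~\ref{sec:R} introduces the forcing $R$ that adds one antichain, and Section~\ref{sec:plan} shows on the smallest case how small MAD families are destroyed and what this requires of the iteration. Sections~\ref{sec:squares}--\ref{sec:iteration} build the iteration, and Sections~\ref{sec:small}--\ref{sec:large} compute the cardinals in the extension. Part (b) of Theorem~\ref{thm:zfc} is a complement that is not used for Theorem~\ref{thm:main}; it is proved in Section~\ref{sec:upper}.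

\subsection*{Conventions and standard facts}

For a node $v$ let $[v]=\{w\in2^{<\omega}:v\subseteq w\}$. We write $f\le^*g$ if $f(k)\le g(k)$ for all but finitely many (\emph{almost all}) $k$. The cardinal $\mathfrak{b}$ is the least size of a subset of $\omega^\omega$ without an upper bound in $\le^*$, and $\mathfrak{d}$ is the least size of a \emph{dominating} family, that is, of a subset cofinal in $\le^*$. For the ideals $\mathcal{I}=\mathcal{M}$ of meager and $\mathcal{I}=\mathcal{N}$ of null subsets of $2^\omega$, $\mathrm{add}(\mathcal{I})$ is the least size of a subfamily of $\mathcal{I}$ whose union is not in $\mathcal{I}$; $\mathrm{cov}(\mathcal{I})$ is the least size of a subfamily whose union is $2^\omega$; $\mathrm{non}(\mathcal{I})$ is the least size of a subset of $2^\omega$ not in $\mathcal{I}$; and $\mathrm{cof}(\mathcal{I})$ is the least size of a subfamily cofinal in $\mathcal{I}$ under inclusion. We use the following facts.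
\begin{itemize}
\item[(F1)] $\mathfrak{b}\le\mathfrak{d}$, $\mathfrak{b}\le\mathfrak{a}\le\mathfrak{c}$ and $\mathrm{add}(\mathcal{M})\le\mathrm{cof}(\mathcal{M})$.
\item[(F2)] $\mathrm{add}(\mathcal{M})=\min\{\mathfrak{b},\mathrm{cov}(\mathcal{M})\}$ (Truss, Miller) and $\mathrm{cof}(\mathcal{M})=\max\{\mathfrak{d},\mathrm{non}(\mathcal{M})\}$ (Fremlin).
\item[(F3)] For every countable poset and every family of fewer than $\mathrm{cov}(\mathcal{M})$ dense subsets of it, some filter meets all members of the family.
\item[(F4)] (Bartoszy\'nski) $\mathrm{non}(\mathcal{M})$ is the least size of a set $F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ agrees infinitely often with some member of $F$.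
\item[(F5)] If $M\subseteq N$ are generic extensions of the ground model $V$, then a $\Pi^1_1$ statement with real parameters in $M$ holds in $M$ if and only if it holds in $N$. In particular this applies to Borel statements.
\end{itemize}
Posets are preorders with a largest element, and $q\le p$ means that $q$ is stronger than $p$. A ccc poset preserves cardinals and their regularity.

\section{Lower bounds in ZFC}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:zfc}(a)]
Let $\mathcal{A}\subseteq\mathcal{BR}^\perp$. In each of two cases we find a member of $\mathcal{A}^\perp$ with uncountable trace.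

\emph{The case $|\mathcal{A}|<\mathfrak{b}$.} Let $D\subseteq2^\omega$ be countable and dense. For $A\in\mathcal{A}$ and $x\in D$ let $f_A(x)$ exceed the lengths of all elements of the finite set $A\cap\hat x$. Choose $g:D\to\omega$ with $f_A\le^*g$ for all $A\in\mathcal{A}$, and put
\[
B=\bigcup_{x\in D}\{x\restriction n:n\ge g(x)\}.
\]
If $f_A(x)\le g(x)$, then $A$ is disjoint from $\{x\restriction n:n\ge g(x)\}$. So $A\cap B$ is covered by the finite sets $A\cap\hat x$ for the finitely many $x$ with $f_A(x)>g(x)$, and $B\in\mathcal{A}^\perp$. But $\pi(B)$ is a $G_\delta$ set containing $D$, hence comeager and uncountable.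

\emph{The case $|\mathcal{A}|<\mathrm{cov}(\mathcal{M})$.} Consider the countable poset of nonempty finite trees $t\subseteq2^{\le n}$ ($n\in\omega$) all of whose terminal nodes have length $n$, ordered by end-extension. Let $A\in\mathcal{A}$. Every node $s$ has an extension $s'$ with $A\cap[s']=\emptyset$; otherwise we could choose $a_0\in A\cap[s]$ and $a_{k+1}\in A\cap[a_k{}^\frown0]$, and obtain a branch containing infinitely many elements of $A$. Hence
\[
D_A=\{t:A\cap[s]=\emptyset\text{ for all terminal nodes }s\text{ of }t\}
\]
is dense: extend each terminal node $s$ to such an $s'$, and then extend all the $s'$ to a common length. For each node $s$, the set of $t$ of height at least $|s|$ such that $s\notin t$ or $s$ has two incomparable extensions in $t$ is also dense. By (F3) some filter meets all these sets. Its union $T$ is a perfect tree, so $\pi(T)$ is uncountable. If $t\in D_A$ is in the filter, then $A\cap T\subseteq t$. So $T\in\mathcal{A}^\perp$.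
\end{proof}

\section{A forcing that adds one antichain}\label{sec:R}

We want to build an almost disjoint family of antichains by adding one antichain at a time. To keep the family almost disjoint, the new antichain must avoid the earlier ones. We let it avoid \emph{all} antichains of the ground model. This costs nothing, since antichains need not be met, and it has the effect that the forcing is defined without reference to the family under construction. We also allow a condition to promise to avoid a branch; Example~\ref{ex:branch} shows why. The sets to be avoided form an ideal, which we define so that its definition is visibly Borel.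

For $m\in\omega$ let $\mathcal{J}_m$ be the set of all $C\subseteq2^{<\omega}$ such that, for some $y_1,\dots,y_m\in2^\omega$, the set $C\setminus\bigcup_i\hat y_i$ has no chain of $m+1$ elements. Let $\mathcal{J}=\bigcup_m\mathcal{J}_m$.

\begin{lemma}\label{lem:J}
\begin{itemize}
\item[(a)] $\mathcal{J}$ is the ideal generated by the antichains and the branches; it contains all finite sets.
\item[(b)] If $C\in\mathcal{J}$, then $\pi(C)$ is finite.
\item[(c)] $C\in\mathcal{J}_m$ if and only if for every $n$ there are $t_1,\dots,t_m\in2^n$ such that $(C\cap2^{\le n})\setminus\bigcup_i\{t_i\restriction k:k\le n\}$ has no chain of $m+1$ elements. So each $\mathcal{J}_m$ is closed and $\mathcal{J}$ is $F_\sigma$, by a definition that is the same in all models of ZFC.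
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each $\mathcal{J}_m$ is closed under subsets. If $C\in\mathcal{J}_m$ and $C'\in\mathcal{J}_{m'}$, remove all $m+m'$ branches from $C\cup C'$; a chain of $m+m'+1$ remaining elements would have $m+1$ elements in $C$ or $m'+1$ elements in $C'$. So $C\cup C'\in\mathcal{J}_{m+m'}$. Antichains (among them singletons) and branches are in $\mathcal{J}_1$. Conversely, a set $E$ with no chain of $m+1$ elements is a union of $m$ antichains: sort $u\in E$ by the number of elements of $E$ properly contained in $u$.

(b) Let $y_1,\dots,y_m$ witness $C\in\mathcal{J}_m$ and let $y\notin\{y_1,\dots,y_m\}$. Then $\hat y\cap\hat y_i$ is finite for each $i$, and the chain $(C\cap\hat y)\setminus\bigcup_i\hat y_i$ has at most $m$ elements. So $\pi(C)\subseteq\{y_1,\dots,y_m\}$.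

(c) From left to right take $t_i=y_i\restriction n$. Conversely, if $(t_1,\dots,t_m)$ works for $n+1$, then $(t_1\restriction n,\dots,t_m\restriction n)$ works for $n$. By K\"onig's lemma there are $y_1,\dots,y_m$ such that $(y_1\restriction n,\dots,y_m\restriction n)$ works for every $n$. They witness $C\in\mathcal{J}_m$, since a finite chain lies in some $2^{\le n}$.
\end{proof}

A \emph{stem} is a finite sequence $a=(u_0,\dots,u_{m-1})$ of pairwise incomparable nodes such that some node is incomparable with all $u_k$. The last clause excludes sequences such as $(\langle0\rangle,\langle1\rangle)$ that cannot be prolonged, and it implies $u_k\ne\emptyset$. We write $a\subseteq b$ if $b$ end-extends $a$. A \emph{promise} is a pair $\varphi=(C,f)\in\mathcal{J}\times\omega^\omega$. Put $(C',f')\ge(C,f)$ if $C'\supseteq C$ and $f'(k)\ge f(k)$ for all $k$, and let $(C,f)\vee(C',f')=(C\cup C',\max(f,f'))$. If $a\subseteq b=(u_k)_{k<|b|}$, we say that \emph{$b$ obeys $(C,f)$ over $a$} if $u_k\notin C$ and $|u_k|\ge f(k)$ for $|a|\le k<|b|$. For $a\subseteq b\subseteq c$, the stem $c$ obeys $\varphi$ over $a$ if and only if $b$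 obeys $\varphi$ over $a$ and $c$ obeys $\varphi$ over $b$.

\begin{definition}\label{def:R}
$R$ is the set of pairs $(a,\varphi)$ of a stem and a promise, with $(b,\psi)\le(a,\varphi)$ if $a\subseteq b$, $b$ obeys $\varphi$ over $a$, and $\psi\ge\varphi$. Its largest element is $1_R=(\emptyset,(\emptyset,0))$.
\end{definition}

\begin{lemma}\label{lem:R}
\begin{itemize}
\item[(R1)] $(a,\varphi)$ and $(b,\psi)$ are compatible if and only if $a\subseteq b$ and $b$ obeys $\varphi$ over $a$, or $b\subseteq a$ and $a$ obeys $\psi$ over $b$. In that case the longer stem together with $\varphi\vee\psi$ is a common extension. Conditions with the same stem are compatible, so $R$ is ccc.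
\item[(R2)] For every $(a,\varphi)\in R$ and $i\in2$ there is a node $u$ with last digit $i$ such that $a^\frown u$ is a stem and $(a^\frown u,\varphi)\le(a,\varphi)$.
\item[(R3)] If $M\subseteq N$ are generic extensions of $V$ and $D\in M$ is dense in $R^M$, then every element of $R^N$ is compatible with an element of $D$.
\end{itemize}
\end{lemma}

\begin{proof}
(R1) If $(c,\theta)$ is a common extension, then $a$ and $b$ are initial segments of $c$, say $a\subseteq b\subseteq c$. Since $c$ obeys $\varphi$ over $a$, so does $b$. Conversely, if $a\subseteq b$ and $b$ obeys $\varphi$ over $a$, then $(b,\varphi\vee\psi)$ extends both conditions. There are only countably many stems.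

(R2) Let $\varphi=(C,f)$ and let $v$ be incomparable with all nodes of $a$. There are uncountably many $y\in2^\omega$ extending $v$ in which both digits occur infinitely often, so by Lemma~\ref{lem:J}(b) there is one with $y\notin\pi(C)$. As $C\cap\hat y$ is finite, there is $u\in\hat y\setminus C$ with last digit $i$, $|u|>|v|$ and $|u|\ge f(|a|)$. Every extension of $v$ is incomparable with the nodes of $a$. This applies to $u$ and to $v^\frown(1-y(|v|))$, and these two nodes are incomparable. So $a^\frown u$ is a stem.

(R3) In $M$ let $E\subseteq D$ be maximal among the antichains contained in $D$. Since $D$ is dense, $E$ is a maximal antichain of $R^M$, and it is countable in $M$ by (R1). Membership in $\mathcal{J}$ is Borel by Lemma~\ref{lem:J}(c), and compatibility is Borel by (R1). So ``every $(a,(C,f))$ with $C\in\mathcal{J}$ is compatible with an element of $E$'' is a $\Pi^1_1$ statement about an enumeration of $E$. It holds in $M$, hence in $N$ by (F5).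
\end{proof}

Property (R3) is where the absence of parameters pays off; it is the reason why sub-iterations will be completely embedded in the full iteration.

A single antichain cannot meet all sets with infinite trace, and the generic antichain does not even meet all such sets of the ground model.

\begin{example}\label{ex:branch}
Let $B$ be the set of nodes $0^n1^k$ with $n\ge0$ and $k\ge1$. Its trace consists of the points $y_n=0^n111\cdots$, which converge to $x=000\cdots$. The condition $((\langle0\rangle),(\emptyset,0))$ forces that the generic antichain $A$ contains $\langle0\rangle$. Then $A\cap B$ is contained in the chain $\{1^k:k\ge1\}$, so $|A\cap B|\le1$. The trouble is that the node $\langle0\rangle$ blocks a neighborhood of the accumulation point $x$. Below the condition $(\emptyset,(\hat x,0))$ this cannot happen, because no stem contains a node on $\hat x$; part (d) of the next lemma shows that this condition forces $A\cap B$ to be infinite.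
\end{example}

\begin{lemma}\label{lem:generic}
Let $M$ be a generic extension of $V$, let $H$ be $R^M$-generic over $M$, let $\langle u_k\rangle$ be the union of the stems of the conditions in $H$, and let $A$ be its range.
\begin{itemize}
\item[(a)] The sequence $\langle u_k\rangle$ has length $\omega$, and $A$ is an infinite antichain.
\item[(b)] If $(C,f)\in M$ is a promise, then $u_k\notin C$ and $|u_k|\ge f(k)$ for almost all $k$.
\item[(c)] The sequence $c\in2^\omega$ of the last digits of the $u_k$ is Cohen over $M$, that is, it lies in no meager Borel set coded in $M$.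
\item[(d)] Let $B\subseteq2^{<\omega}$, $x\in2^\omega$ and $\langle y_n:n<\omega\rangle$ be in $M$, where the $y_n\in\pi(B)$ are distinct and converge to $x$. If $(\emptyset,(\hat x,0))\in H$, then $A\cap B$ is infinite.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (R1) the stems in $H$ end-extend each other, and by (R2) and density they are arbitrarily long.

(b) Since $(a,\psi\vee(C,f))\le(a,\psi)$, some $(a,\psi)\in H$ has $\psi\ge(C,f)$. For $k\ge|a|$ take $(b,\theta)\in H$ with $|b|>k$. By (R1), $b$ obeys $\psi$ over $a$, so $u_k\notin C$ and $|u_k|\ge f(k)$.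

(c) It suffices to show that $c$ has an initial segment in each $D\in M$, $D\subseteq2^{<\omega}$, such that every node has an extension in $D$. Given $(a,\varphi)$, let $s$ be the string of last digits of $a$, and let $t\supseteq s$ be in $D$. Applying (R2) $|t|-|s|$ times gives an extension whose string of last digits is $t$.

(d) Work in $M$ and let $(a,(C,f))\le(\emptyset,(\hat x,0))$. We find $u\in B$ with $(a^\frown u,(C,f))\le(a,(C,f))$; then for each $N$ the conditions whose stems have $N$ nodes in $B$ are dense below $(\emptyset,(\hat x,0))$. No node of $a$ is on $\hat x$. So if $l$ is at least the length of every node of $a$, then $x\restriction l$ is incomparable with all nodes of $a$. Fix such an $l$. Almost all $y_n$ extend $x\restriction l$, and $\pi(C)$ is finite, so there is $n$ with $x\restriction l\subseteq y_n$ and $y_n\notin\pi(C)$. Since $B\cap\hat y_n$ is infinite and $C\cap\hat y_n$ is finite, there is $u\in(B\cap\hat y_n)\setminus C$ with $|u|\ge\max\{l,f(|a|)\}$. The node $u$ extends $x\restriction l$, so it is incomparable with the nodes of $a$. It is not on $\hat x$, because $\hat x\subseteq C$.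 Hence $x\restriction|u|$ is incomparable with all nodes of $a^\frown u$, and $a^\frown u$ is a stem that obeys $(C,f)$ over $a$.
\end{proof}

\section{Copying a name: the smallest case}\label{sec:plan}

Section~\ref{sec:small} will show that a ccc iteration in which $R$-generic filters are added at $\mu$ cofinal stages forces $\mathfrak{a}_{\mathrm{Sacks}}=\mathfrak{b}=\mu$. The finite support iteration of $R$ of length $\mu$ is an example, but if $\mu^{\aleph_0}=\mu$ it also forces $\mathfrak{c}=\mu$ and hence $\mathfrak{a}=\mu$. To make $\mathfrak{a}$ large we add $\lambda$ further coordinates and use them as follows: given names for an almost disjoint family of size less than $\lambda$, we produce a copy of one of the names, on unused coordinates, that is forced to be almost disjoint from all members of the family. This section is not used later; it shows the argument in the smallest case and reads off what the iteration has to provide.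

Suppose that $(L,\prec)$ is a linear order containing $\mu$ as a suborder, and that $P_L$ is a poset that adds an $R$-generic filter at each coordinate $x\in L$, in such a way that any two coordinates $x\prec x'$ determine a complete suborder isomorphic to the two-step iteration $R*\dot R$, with $x$ as the first step. For an $R$-name $\dot\beta$ for a subset of $\omega$, let $\dot\beta^x$ be its copy at the coordinate $x$. Let $\nu\ge\aleph_2$, and suppose that $P_L$ forces the sets
\[
\dot B_\alpha=\dot\beta_\alpha^{\,\varepsilon_\alpha}\qquad(\alpha<\nu,\ \varepsilon_\alpha<\mu)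
\]
to be infinite and pairwise almost disjoint. By CH, $R$ is a ccc poset of size $\aleph_1$ and there are, up to equivalence, only $\aleph_1$ names $\dot\beta$. So $\aleph_2$ many $\alpha$ share the same $\dot\beta_\alpha=\dot\beta$, and for these $\alpha$ the ordinals $\varepsilon_\alpha$ are distinct. Choose among them $\alpha_i$ ($i<\omega_1$) such that $e_i=\varepsilon_{\alpha_i}$ increases strictly, and let $\delta=\sup_ie_i$. Then $\delta<\mu$, as $\mu\ge\aleph_2$ is regular.

Suppose now that some $x^*\in L\setminus\mu$ lies above every $\varepsilon<\delta$ and below $\delta$. Let $\dot B^*=\dot\beta^{x^*}$ and fix $\alpha<\nu$. If $\varepsilon_\alpha<\delta$, take $i$ with $\varepsilon_\alpha<e_i$. The pair $\varepsilon_\alpha\prec e_i$ shows that $R*\dot R$ forces $\dot\beta_\alpha$, evaluated in the first step, to be almost disjoint from $\dot\beta$, evaluated in the second step. The pair $\varepsilon_\alpha\prec x^*$ is another copy of $R*\dot R$, so $\dot B_\alpha\cap\dot B^*$ is forced to be finite. If $\varepsilon_\alpha\ge\delta$, compare the pairs $e_0\prec\varepsilon_\alpha$ and $x^*\prec\varepsilon_\alpha$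 in the same way. So the family is not maximal.

The coordinate $\delta$ itself cannot serve as $x^*$, since it may be one of the $\varepsilon_\alpha$. The general case brings three difficulties.
\begin{itemize}
\item \emph{The index set cannot be well-ordered.} The names may also use the new coordinates, so unused coordinates are needed at the limit of every monotone $\omega_1$-sequence in $L$. In a well-order, the least upper bound of an increasing sequence may be in use, and then no coordinate lies between the sequence and the coordinates in use above it. Section~\ref{sec:room} supplies a linear order with enough room, and Section~\ref{sec:operations} a way of composing forcing constructions along an arbitrary linear order.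
\item \emph{A name uses countably many coordinates.} The place just below $\delta$ must therefore hold a copy of a countable well-ordered piece of the iteration, together with everything inserted below its stages. So the inserted pieces have the same structure as the whole iteration. This leads to coordinates that are finite words, with a decreasing rank that makes the definition a recursion (Section~\ref{sec:iteration}).
\item \emph{Sub-iterations must be complete suborders.} We need $P_K$ to be completely embedded in $P_L$ for $K\subseteq L$, and this has to survive unions. The notion that carries the induction is that of a correct square (Section~\ref{sec:squares}).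
\end{itemize}

\section{Stem posets and correct squares}\label{sec:squares}

\subsection*{Preconditions and renaming}

We need posets built on different sets of coordinates to be literally contained in each other, and we need to move names from one set of coordinates to another. So we fix the form of all conditions in advance.

Let $X$ be a set. By recursion on $\xi<\omega_1$ let $T_\xi(X)$ be the set of finite functions $p$ with $\mathrm{dom}(p)\subseteq X$ such that each value $p(x)$ is a pair $(a,\langle w_n:n<\omega\rangle)$, where $a$ is a stem and each $w_n$ is a function from a countable subset of $\bigcup_{\zeta<\xi}T_\zeta(X)$ to $2$. The elements of $T(X)=\bigcup_{\xi<\omega_1}T_\xi(X)$ are the \emph{preconditions over $X$}. A \emph{prename over $X$} is a sequence $\langle w_n:n<\omega\rangle$ of functions from countable subsets of $T(X)$ to $2$. The sets $T_\xi(X)$ increase with $\xi$ and $\omega_1$ is regular, so $T(X)$ consists exactly of the finite partial functions on $X$ whose values are pairs of a stem and a prename over $X$. Also $T(X)\subseteq T(X')$ for $X\subseteq X'$. If $X$ is countable, then $|T_\xi(X)|\le2^{\aleph_0}$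 by induction on $\xi$, so
\begin{equation}\label{eq:count}
\text{there are at most $2^{\aleph_0}$ preconditions and prenames over a countable set.}
\end{equation}

An injection $g:X\to X'$ induces a \emph{renaming} $\tilde g$ of preconditions and prenames over $X$, defined by recursion: $\tilde g(p)$ has domain $g[\mathrm{dom}(p)]$ and maps $g(x)$ to $(a,\tilde g(\tau))$ if $p(x)=(a,\tau)$, and $\tilde g(\langle w_n\rangle)=\langle w_n'\rangle$ with $w_n'=\{(\tilde g(q),w_n(q)):q\in\mathrm{dom}(w_n)\}$. Along the recursion one sees that $\tilde g$ is injective, so that the $w_n'$ are functions. By induction, $\widetilde{g'\circ g}=\tilde g'\circ\tilde g$, the renaming induced by the identity is the identity, and $\tilde g\subseteq\tilde g'$ if $g\subseteq g'$. In particular, if $g$ fixes $Y\subseteq X$ pointwise, then $\tilde g$ fixes all preconditions and prenames over $Y$.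

From now on $L$ is a fixed set of \emph{coordinates}; it will be specified in Section~\ref{sec:iteration}.

\begin{definition}\label{def:stem}
A \emph{stem poset over $X\subseteq L$} is a set $P\subseteq T(X)$ with a preorder such that $\emptyset\in P$ is the largest element and
\begin{itemize}
\item[(S)] if $p,q\in P$ and $p(x),q(x)$ have the same stem for all $x\in\mathrm{dom}(p)\cap\mathrm{dom}(q)$, then $p$ and $q$ have a lower bound in $P$.
\end{itemize}
\end{definition}

Stem posets are ccc: given uncountably many conditions, the $\Delta$-system lemma yields uncountably many whose domains have pairwise the same intersection $r$, and two of these assign the same stems to the points of $r$, since there are only countably many stems.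

\subsection*{Canonical names}

Let $P$ be a stem poset over $X$. A \emph{canonical $P$-name} is a prename $\dot b=\langle w_n\rangle$ such that each $\mathrm{dom}(w_n)$ is a maximal antichain of $P$; its value in a generic filter $G$ is $\dot b[G]=\{n:w_n(q)=1\text{ for some }q\in G\cap\mathrm{dom}(w_n)\}$. Every $P$-name for a subset of $\omega$ is forced to equal a canonical name: for each $n$ take a maximal antichain of conditions deciding whether $n$ belongs to the set; it is countable by the ccc. Reals and pairs $(C,f)$ are coded by subsets of $\omega$ in a fixed Borel way. By Lemma~\ref{lem:J}(c) the set of codes of promises is Borel, and so are the relations $\psi\ge\varphi$ and ``$b$ obeys $\varphi$ over $a$''. A \emph{canonical $P$-name for a promise} is a canonical $P$-name that $\emptyset$ forces to code a promise. If $p$ forces some name to be a promise, then $p$ forces it to equal a canonical name for a promise: first replace it by a name for the same object if that is a promise, and for $(\emptyset,0)$ otherwise. For canonical names $\dot\varphi,\dot\psi$ for promises, $\dot\varphi\vee\dot\psi$ denotes a canonical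 name for the join.

\subsection*{Complete suborders}

We write $P\lessdot P'$ if $P\subseteq P'$ carries the restricted order, elements of $P$ that are incompatible in $P$ are incompatible in $P'$, and every $p'\in P'$ has a \emph{reduction} to $P$, that is, a $q\in P$ such that every $q'\le q$ in $P$ is compatible with $p'$ in $P'$.

\begin{lemma}\label{lem:complete}
Let $P\lessdot P'$.
\begin{itemize}
\item[(E1)] An extension in $P$ of a reduction of $p'$ is a reduction of $p'$. If $p'\le r$ and $r\in P$, then $p'$ has a reduction below $r$.
\item[(E2)] If $P'\lessdot P''$, then $P\lessdot P''$.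
\item[(E3)] Maximal antichains of $P$ are maximal antichains of $P'$, and $G'\cap P$ is $P$-generic whenever $G'$ is $P'$-generic. Canonical $P$-names are canonical $P'$-names, and $\dot b[G']=\dot b[G'\cap P]$.
\item[(E4)] A condition $q\in P$ forces the same Borel statements about canonical $P$-names over $P$ and over $P'$.
\end{itemize}
\end{lemma}

\begin{proof}
(E1) The first part is immediate. If $q$ is a reduction of $p'\le r$, then $q$ is compatible with $r$ in $P'$, hence in $P$, and a common extension in $P$ is a reduction below $r$.

(E2) Let $p'$ be a reduction of $p''$ to $P'$ and $q$ a reduction of $p'$ to $P$. If $q'\le q$ is in $P$, there is $s\le q',p'$ in $P'$, and $s$ is compatible with $p''$.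

(E3) Let $W$ be a maximal antichain of $P$, $p'\in P'$, and $q$ a reduction of $p'$. Some $q'\in P$ lies below $q$ and below some $w\in W$, and $q'$ is compatible with $p'$; so $w$ is compatible with $p'$. The statement on generic filters is the standard consequence, and the rest follows.

(E4) If $q\Vdash_P\chi$ and $q\in G'$, then $\chi$ holds in $V[G'\cap P]$ and hence in $V[G']$ by (F5). If $q\not\Vdash_P\chi$, some $q'\le q$ in $P$ forces $\neg\chi$ over $P$, hence over $P'$.
\end{proof}

\subsection*{One step of the iteration}

Let $P$ be a stem poset over $X$ and $x\in L\setminus X$. For $p\in P$, a stem $a$ and a canonical $P$-name $\dot\varphi$ for a promise, write $\langle p,a,\dot\varphi\rangle=p\cup\{(x,(a,\dot\varphi))\}$. Let $P*_xR$ consist of all $p\in P$ and all $\langle p,a,\dot\varphi\rangle$. For $\bar p\in P*_xR$ let $\bar p^-\in P$ be the restriction of $\bar p$ to $X$. Put $\bar q\le\bar p$ if $\bar q^-\le\bar p^-$ in $P$ and, in case $x\in\mathrm{dom}(\bar p)$, also $x\in\mathrm{dom}(\bar q)$ and $\bar q^-\Vdash_P\bar q(x)\le_R\bar p(x)$. Stems are objects of the ground model, so $\langle q,b,\dot\psi\rangle\le\langle p,a,\dot\varphi\rangle$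 implies $a\subseteq b$ outright. Let $\dot0$ be a canonical name for the promise $(\emptyset,0)$.

\begin{lemma}\label{lem:step}
\begin{itemize}
\item[(a)] $P*_xR$ is a stem poset over $X\cup\{x\}$, and $P\lessdot P*_xR$.
\item[(b)] For $p\in P$, the conditions $p$ and $\langle p,\emptyset,\dot0\rangle\le p$ are compatible with the same conditions.
\item[(c)] If $\bar G$ is $P*_xR$-generic and $G=\bar G\cap P$, then the upward closure of $\{(a,\dot\varphi[G]):\langle p,a,\dot\varphi\rangle\in\bar G\text{ for some }p\}$ is $R^{V[G]}$-generic over $V[G]$.
\end{itemize}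
\end{lemma}

\begin{proof}
(a) For (S), let $r\in P$ be a lower bound of $\bar p^-$ and $\bar q^-$. If $\bar p(x)=(a,\dot\varphi)$ and $\bar q(x)=(a,\dot\psi)$, take $\langle r,a,\dot\varphi\vee\dot\psi\rangle$; if $x$ is in only one of the domains, add that value to $r$; otherwise take $r$. If $\bar s\le p,q$ with $p,q\in P$, then $\bar s^-\le p,q$, so incompatibility is preserved. Finally $p$ is a reduction of $\langle p,a,\dot\varphi\rangle$, since $\langle q,a,\dot\varphi\rangle$ lies below $q$ and $\langle p,a,\dot\varphi\rangle$ for $q\le p$.

(b) Let $\bar s\le p$. If $x\in\mathrm{dom}(\bar s)$, then $\bar s\le\langle p,\emptyset,\dot0\rangle$; otherwise $\langle\bar s,\emptyset,\dot0\rangle$ lies below $\bar s$ and $\langle p,\emptyset,\dot0\rangle$.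

(c) The conditions with $x$ in the domain are dense. The map $\langle p,a,\dot\varphi\rangle\mapsto(p,(\check a,\dot\varphi))$ into the usual two-step iteration $P*\dot R$ preserves and reflects the order. Its range is dense: given $(p,\dot r)$, extend $p$ to decide the stem of $\dot r$ and take a canonical name for its promise. Now apply the standard theorem on two-step iterations.
\end{proof}

By (b) and (E1), in questions about compatibility and reductions we may assume that all conditions have $x$ in their domains.

\subsection*{Correct squares}

The relation $\lessdot$ alone does not pass to unions of two parallel chains. Let $P$ be $2^{<\omega}$, ordered by reverse inclusion, with one more element $*$ lying below all $0^n$ and below nothing else, and let $Q_n=2^{\le n}$. Then $Q_n\lessdot Q_{n+1}\lessdot P$, with $0^n$ as a reduction of $*$ to $Q_n$. But $*$ has no reduction to $\bigcup_nQ_n=2^{<\omega}$, since every node has an extension that is not of the form $0^n$. The reason is that $0^n$ stops being a reduction when we pass to $Q_{n+1}$. Correctness forbids this.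

\begin{definition}\label{def:correct}
A quadruple $(Q_0,Q_1;P_0,P_1)$ of stem posets, pictured as
\[
\begin{array}{ccc}
P_0&\lessdot&P_1\\
\cup&&\cup\\
Q_0&\lessdot&Q_1
\end{array}
\]
is \emph{correct} if $Q_0\lessdot Q_1\lessdot P_1$, $Q_0\lessdot P_0\lessdot P_1$, and
\begin{itemize}
\item[($\star$)] if $p\in P_0$ and $q\in Q_1$ have a common reduction to $Q_0$, then $p$ and $q$ are compatible in $P_1$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:squares}
\begin{itemize}
\item[(C1)] $(Q_0,Q_1;P_0,P_1)$ is correct if and only if its transpose $(Q_0,P_0;Q_1,P_1)$ is.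
\item[(C2)] Given the four relations $\lessdot$, condition $(\star)$ is equivalent to $(\star')$: every reduction of a condition $p\in P_0$ to $Q_0$ is a reduction of $p$ to $Q_1$.
\item[(C3)] If $(Q_0,Q_1;P_0,P_1)$ and $(Q_1,Q_2;P_1,P_2)$ are correct, so is $(Q_0,Q_2;P_0,P_2)$. If $(Q_0,Q_1;P_0,P_1)$ and $(P_0,P_1;O_0,O_1)$ are correct, so is $(Q_0,Q_1;O_0,O_1)$.
\item[(C4)] If $Q\lessdot P_0\lessdot P_1$, then $(Q,Q;P_0,P_1)$ and $(Q,P_0;Q,P_1)$ are correct.
\item[(C5)] Let $I$ be directed and let $(Q_i,Q_{i'};P_i,P_{i'})$ be correct for all $i\le i'$. Then $Q=\bigcup_iQ_i$ and $P=\bigcup_iP_i$ are stem posets and $(Q_i,Q;P_i,P)$ is correct for every $i$. In particular, if $P_i\lessdot P_{i'}$ for all $i\le i'$, then $P_i\lessdot\bigcup_{i'}P_{i'}$.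
\end{itemize}
\end{lemma}

\begin{proof}
(C1) The definition is symmetric in $Q_1$ and $P_0$.

(C2) Assume $(\star')$ and let $r$ be a common reduction of $p$ and $q$. Take $q'\le r,q$ in $Q_1$. As $r$ is a reduction of $p$ to $Q_1$, $q'$ is compatible with $p$. Conversely assume $(\star)$, let $r$ be a reduction of $p$ to $Q_0$, and let $q\le r$ be in $Q_1$. By (E1), $q$ has a reduction $r'\le r$ to $Q_0$, and $r'$ is also a reduction of $p$. So $p$ and $q$ are compatible.

(C3) In the first statement, a reduction of $p\in P_0$ to $Q_0$ is a reduction to $Q_1$ by the first square, and then a reduction to $Q_2$ by the second. The second statement is the first one for the transposes.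

(C4) For the first square $(\star')$ is trivial, and the second is its transpose.

(C5) The unions carry the unions of the orders, and (S) holds by directedness. If two elements of $Q_i$ have a lower bound in $Q$, it lies in some $Q_{i'}$ with $i'\ge i$, so they are compatible in $Q_i$; the same holds for $P_i$ and $P$. If two elements of $Q$ have a lower bound in $P$, there is $i'$ such that they lie in $Q_{i'}$ and the bound lies in $P_{i'}$, so they are compatible in $Q_{i'}$. An element of $Q$ lies in some $Q_{i'}$ with $i'\ge i$, and its reduction to $Q_i$ computed there is still a reduction. So $Q_i\lessdot Q$ and, in the same way, $P_i\lessdot P$. If $r\in Q_i$ is a reduction of $p\in P_i$ to $Q_i$, then by $(\star')$ it is a reduction to every $Q_{i'}$, $i'\ge i$, and hence to $Q$. This gives both $Q\lessdot P$ and $(\star')$. For the last sentence take $Q_i=P_i$ and use the second square of (C4).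
\end{proof}

\begin{lemma}\label{lem:Rsquares}
Let all posets below be stem posets over $L\setminus\{x\}$, and write $*R$ for $*_xR$.
\begin{itemize}
\item[(1)] If $P\lessdot P'$, then $(P,P*R;P',P'*R)$ is correct; in particular $P*R\lessdot P'*R$.
\item[(2)] If $(Q_0,Q_1;P_0,P_1)$ is correct, so is $(Q_0*R,Q_1*R;P_0*R,P_1*R)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) By (E3) and (E4), $P*R$ is a subset of $P'*R$ with the restricted order.

\emph{Incompatibility.} Let $\langle p,a,\dot\varphi\rangle,\langle q,b,\dot\psi\rangle\in P*R$ have a common extension $\langle s,c,\dot\theta\rangle$ in $P'*R$. Then $a,b\subseteq c$, say $a\subseteq b$, and $s\le p,q$ forces over $P'$ that $b$ obeys $\dot\varphi$ over $a$. Let $G'\ni s$ be $P'$-generic. The statement holds in $V[G'\cap P]$ by (F5), and $p,q\in G'\cap P$, so some $r\in G'\cap P$ with $r\le p,q$ forces it over $P$. Then $\langle r,b,\dot\varphi\vee\dot\psi\rangle$ is a common extension in $P*R$.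

\emph{Reductions.} Suppose that $\bar p=\langle p',a,\dot\varphi\rangle\in P'*R$ has no reduction to $P*R$. Then the set $D$ of all $\langle q,b,\dot\psi\rangle\in P*R$ that are incompatible with $\bar p$ is dense in $P*R$. Let $G'\ni p'$ be $P'$-generic and $G=G'\cap P$. In $V[G]$ let
\[
D^*=\{(b,\dot\psi[G]):\langle q,b,\dot\psi\rangle\in D\text{ for some }q\in G\}.
\]
This set is dense in $R^{V[G]}$. Indeed, an element of $R^{V[G]}$ has the form $(a_1,\dot\varphi_1[G])$ with $\dot\varphi_1$ a canonical $P$-name for a promise. For every $q_0\in P$ the condition $\langle q_0,a_1,\dot\varphi_1\rangle$ has an extension in $D$. So the set of $q\in P$ such that some $\langle q,b,\dot\psi\rangle\in D$ extends $\langle\emptyset,a_1,\dot\varphi_1\rangle$ is dense in $P$ and meets $G$, which gives an element of $D^*$ below $(a_1,\dot\varphi_1[G])$. By (R3), applied to $V[G]\subseteq V[G']$, the condition $(a,\dot\varphi[G'])$ is compatible with $(b,\dot\psi[G])$ for some $\langle q,b,\dot\psi\rangle\in D$ with $q\in G$. One of the two alternatives of (R1) holds, and some $p''\in G'$ with $p''\le p',q$ forces it. If $c$ is the longer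 of $a$ and $b$, then $\langle p'',c,\dot\varphi\vee\dot\psi\rangle$ extends both $\bar p$ and $\langle q,b,\dot\psi\rangle$, a contradiction.

\emph{Condition $(\star')$.} Let $r\in P$ be a reduction of $p\in P'$ to $P$, and let $\langle q,b,\dot\psi\rangle\le r$ be in $P*R$. Then $q\le r$, so there is $p_1\le p,q$ in $P'$, and $\langle p_1,b,\dot\psi\rangle$ lies below $p$ and $\langle q,b,\dot\psi\rangle$.

(2) The four relations $\lessdot$ hold by (1). Let $\bar p=\langle p,a,\dot\varphi\rangle\in P_0*R$ and $\bar q=\langle q,b,\dot\psi\rangle\in Q_1*R$ have the common reduction $\bar r=\langle r,c,\dot\theta\rangle\in Q_0*R$.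

First we arrange that $a,b\subseteq c$. Since $\bar r$ and $\bar p$ are compatible, $a\subseteq c$ or $c\subseteq a$. Suppose $c\subsetneq a$. A common extension of $\bar r$ and $\bar p$ gives a condition below $r$ in $P_0$ forcing ``$a$ obeys $\dot\theta$ over $c$''. This is a Borel statement about a canonical $Q_0$-name, so by (E4) $r$ does not force its negation over $Q_0$, and some $r'\le r$ in $Q_0$ forces the statement. Replace $\bar r$ by $\langle r',a,\dot\theta\rangle\le\bar r$, which is again a common reduction. Then do the same for $b$, with $Q_1$ in place of $P_0$; the stem of $\bar r$ only gets longer.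

A common extension of $\bar r$ and $\bar p$ now gives $p_1\le p,r$ in $P_0$ forcing ``$c$ obeys $\dot\varphi$ over $a$''. Let $r_1\le r$ be a reduction of $p_1$ to $Q_0$. Since $\langle r_1,c,\dot\theta\rangle\le\bar r$ is compatible with $\bar q$, there is $q_1\le q,r_1$ in $Q_1$ forcing ``$c$ obeys $\dot\psi$ over $b$''. Let $r_2\le r_1$ be a reduction of $q_1$ to $Q_0$. Then $r_2$ is a common reduction of $p_1$ and $q_1$, so by $(\star)$ there is $s\le p_1,q_1$ in $P_1$. By (E4), $s$ forces both statements over $P_1$, and $\langle s,c,\dot\varphi\vee\dot\psi\rangle\le\bar p,\bar q$.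
\end{proof}

\section{Operations and two ways of composing them}\label{sec:operations}

A piece of the iteration will be applied to many different posets, so we treat it as a map on posets. For $Z\subseteq L$, a \emph{$Z$-operation} $\Phi$ assigns to each stem poset $P$ over $L\setminus Z$ a stem poset $\Phi(P)$, such that $\Phi(P)$ is over $X\cup Z$ whenever $P$ is over $X\subseteq L\setminus Z$. We call $Z$ the coordinate set of $\Phi$. Examples are the identity $\mathrm{id}$, with empty coordinate set, and $R_x(P)=P*_xR$, with coordinate set $\{x\}$. In every statement below, the posets to which operations are applied are over a set disjoint from all coordinate sets in the statement. We often omit parentheses and composition signs.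

\begin{definition}\label{def:below}
Let $\Phi$ be a $Z$-operation and $\Psi$ a $Z'$-operation with $Z\subseteq Z'$. We write $\Phi\trianglelefteq\Psi$ if
\begin{itemize}
\item[(i)] $(P,\Phi P;P',\Psi P')$ is correct whenever $P\lessdot P'$;
\item[(ii)] $(\Phi Q_0,\Phi Q_1;\Psi P_0,\Psi P_1)$ is correct whenever $(Q_0,Q_1;P_0,P_1)$ is.
\end{itemize}
An operation $\Phi$ is \emph{regular} if $\Phi\trianglelefteq\Phi$.
\end{definition}

Clause (i) contains what we want, namely $P\lessdot\Phi P$ and $\Phi P\lessdot\Psi P'$. Clause (ii) is needed when a new operation is inserted in the middle of a composition: the operations that come after it are then applied to all four corners of a square.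

\begin{lemma}\label{lem:calculus}
\begin{itemize}
\item[(a)] $\mathrm{id}$ and $R_x$ are regular.
\item[(b)] If $\Phi_1\trianglelefteq\Psi_1$, $\Phi_2\trianglelefteq\Psi_2$ and the coordinate sets of $\Psi_1,\Psi_2$ are disjoint, then $\Phi_2\Phi_1\trianglelefteq\Psi_2\Psi_1$.
\item[(c)] If $\Psi$ is regular, then $\mathrm{id}\trianglelefteq\Psi$.
\item[(d)] Let $I$ be directed and let $\Phi_i\trianglelefteq\Psi_i$ $(i\in I)$ be regular operations. Suppose that for $i\le i'$ and $P\lessdot P'$ the square $(\Phi_iP,\Phi_{i'}P;\Psi_iP',\Psi_{i'}P')$ is correct, and likewise with the pairs $(\Phi,\Phi)$ and $(\Psi,\Psi)$ in place of $(\Phi,\Psi)$. Then $\Phi P=\bigcup_i\Phi_iP$ and $\Psi P=\bigcup_i\Psi_iP$ define regular operations with $\Phi\trianglelefteq\Psi$, and $(\Phi_iP,\Phi P;\Psi_iP',\Psi P')$ is correct for $P\lessdot P'$, again for all three pairs.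
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $R_x$ this is Lemma~\ref{lem:Rsquares}; for $\mathrm{id}$, (i) is (C4) and (ii) is trivial.

(b) For (i), the square $(P,\Phi_1P;P',\Psi_1P')$ is correct. In particular $\Phi_1P\lessdot\Psi_1P'$, so $(\Phi_1P,\Phi_2\Phi_1P;\Psi_1P',\Psi_2\Psi_1P')$ is correct. Apply (C3). For (ii), apply (ii) twice.

(c) For (i), $(P,P;P',\Psi P')$ is correct by (C4). For (ii), the square $(P_0,\Psi P_0;P_1,\Psi P_1)$ is correct by (i) for $\Psi\trianglelefteq\Psi$. Its transpose $(P_0,P_1;\Psi P_0,\Psi P_1)$ can be put on top of $(Q_0,Q_1;P_0,P_1)$ by (C3).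

(d) The last claim is (C5). Composing it with $(P,\Phi_iP;P',\Psi_iP')$ by (C3) gives (i), for all three pairs. For (ii), the relations $\Phi Q_0\lessdot\Phi Q_1\lessdot\Psi P_1$ and $\Phi Q_0\lessdot\Psi P_0\lessdot\Psi P_1$ follow from (i) for the three pairs. Let $p\in\Psi P_0$ and $q\in\Phi Q_1$ have the common reduction $r\in\Phi Q_0$. Choose $i$ with $p\in\Psi_iP_0$, $q\in\Phi_iQ_1$ and $r\in\Phi_iQ_0$. An extension $r'$ of $r$ in $\Phi_iQ_0$ is compatible with $p$ in $\Psi P_0$, hence in $\Psi_iP_0\lessdot\Psi P_0$, and compatible with $q$ in $\Phi Q_1$, hence in $\Phi_iQ_1\lessdot\Phi Q_1$. So $r$ is a common reduction to $\Phi_iQ_0$, and $p,q$ are compatible in $\Psi_iP_1\subseteq\Psi P_1$ by (ii) for $i$. The argument applies verbatim to the other two pairs.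
\end{proof}

Let $W$ be a linear order and let $\Xi_w$ ($w\in W$) be regular operations with pairwise disjoint coordinate sets. For finite $F=\{w_1<\dots<w_n\}\subseteq W$ let $\Xi_F=\Xi_{w_n}\cdots\Xi_{w_1}$, with $\Xi_\emptyset=\mathrm{id}$. The \emph{finitary composition} is
\[
\Big(\mathrm{Fin}_{w\in W}\,\Xi_w\Big)(P)=\bigcup\{\Xi_F(P):F\subseteq W\text{ finite}\}.
\]
If $W$ is well-ordered, the \emph{transfinite composition} $\mathrm{Comp}_{w\in I}\,\Xi_w$, or $\mathrm{Comp}_I$ for short, is defined by recursion on the initial segments $I$ of $W$: $\mathrm{Comp}_\emptyset=\mathrm{id}$; $\mathrm{Comp}_I=\Xi_w\,\mathrm{Comp}_{I\setminus\{w\}}$ if $w=\max I$; and $\mathrm{Comp}_I(P)$ is the union of the $\mathrm{Comp}_{I'}(P)$ over the proper initial segments $I'$ of $I$ if $I\neq\emptyset$ has no largest element. In a transfinite composition $\Xi_w$ is applied to a poset built by all earlier operations. In a finitary composition it sees only finitely many of them at a time, and this is why no well-ordering is needed.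

\begin{lemma}\label{lem:compositions}
Let $\Xi_w\trianglelefteq\Xi'_w$ $(w\in W)$ be regular operations such that the $\Xi'_w$ have pairwise disjoint coordinate sets.
\begin{itemize}
\item[(a)] $\mathrm{Fin}_{w\in W}\,\Xi_w$ and $\mathrm{Fin}_{w\in W}\,\Xi'_w$ are regular operations, and $\mathrm{Fin}_{w\in W}\,\Xi_w\trianglelefteq\mathrm{Fin}_{w\in W}\,\Xi'_w$.
\item[(b)] If $W$ is well-ordered, then for every initial segment $I$ the compositions $\mathrm{Comp}_I$ of the $\Xi_w$ and $\mathrm{Comp}'_I$ of the $\Xi'_w$ are regular operations with $\mathrm{Comp}_I\trianglelefteq\mathrm{Comp}'_I$, and for initial segments $I_0\subseteq I$ and $P\lessdot P'$ the square $(\mathrm{Comp}_{I_0}P,\mathrm{Comp}_IP;\mathrm{Comp}'_{I_0}P',\mathrm{Comp}'_IP')$ is correct. In particular $\mathrm{Comp}_{I_0}P\lessdot\mathrm{Comp}_IP$.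
\end{itemize}
\end{lemma}

\begin{proof}
The hypothesis also holds for the pairs $(\Xi,\Xi)$ and $(\Xi',\Xi')$, and everything below is proved for the three pairs at once.

(a) We apply Lemma~\ref{lem:calculus}(d) to the directed set of finite subsets of $W$. By Lemma~\ref{lem:calculus}(a),(b), $\Xi_F\trianglelefteq\Xi'_F$. We need the squares $(\Xi_FP,\Xi_{F'}P;\Xi'_FP',\Xi'_{F'}P')$ for $F\subseteq F'$. For $F=F'$ use (C4). By (C3) it then suffices to treat $F'=F\cup\{w\}$. Let $F_0,F_1$ be the parts of $F$ below and above $w$, and let $A=\Xi_{F_0}$, $C=\Xi_{F_1}$, $A'=\Xi'_{F_0}$, $C'=\Xi'_{F_1}$. We have $AP\lessdot A'P'$ by (i) for $A\trianglelefteq A'$. So $(AP,\Xi_wAP;A'P',\Xi'_wA'P')$ is correct by (i) for $\Xi_w\trianglelefteq\Xi'_w$, and $(CAP,C\Xi_wAP;C'A'P',C'\Xi'_wA'P')$ is correct by (ii) for $C\trianglelefteq C'$. This is the required square.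

(b) Induction on $I$. For $I_0=I$ the square is correct by (C4) once $\mathrm{Comp}_I\trianglelefteq\mathrm{Comp}'_I$ is known. Let $w=\max I$ and $I^-=I\setminus\{w\}$. Then $\mathrm{Comp}_I\trianglelefteq\mathrm{Comp}'_I$ by Lemma~\ref{lem:calculus}(b). For $I_0\subseteq I^-$, compose the square for $I_0\subseteq I^-$ with $(\mathrm{Comp}_{I^-}P,\Xi_w\mathrm{Comp}_{I^-}P;\mathrm{Comp}'_{I^-}P',\Xi'_w\mathrm{Comp}'_{I^-}P')$, which is correct by (i) for $\Xi_w\trianglelefteq\Xi'_w$. If $I\ne\emptyset$ has no largest element, apply Lemma~\ref{lem:calculus}(d).
\end{proof}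

\begin{lemma}\label{lem:rules}
All operations are assumed regular, with pairwise disjoint coordinate sets.
\begin{itemize}
\item[(A1)] If $W$ and all $U_w$ $(w\in W)$ are well-orders and $\Xi_w=\mathrm{Comp}_{v\in U_w}\,\Xi_{w,v}$, then $\mathrm{Comp}_{w\in W}\,\Xi_w$ is the transfinite composition of the $\Xi_{w,v}$ along the lexicographic order on the pairs $(w,v)$.
\item[(A2)] In $\mathrm{Fin}$ and in $\mathrm{Comp}$, indices $w$ with $\Xi_w=\mathrm{id}$ may be deleted.
\item[(A3)] If $w_0=\min W$, then $\mathrm{Fin}_{w\in W}\,\Xi_w=\big(\mathrm{Fin}_{w\in W\setminus\{w_0\}}\,\Xi_w\big)\,\Xi_{w_0}$.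
\end{itemize}
\end{lemma}

\begin{proof}
(A1) For an initial segment $I$ of $W$ let $I^+=\{(w,v):w\in I,\ v\in U_w\}$. We show $\mathrm{Comp}_I=\mathrm{Comp}_{I^+}$ by induction on $I$. If $w=\max I$ and $I_0=I\setminus\{w\}$, then an induction on the initial segments $U$ of $U_w$ shows that the composition along $I_0^+\cup(\{w\}\times U)$ is $(\mathrm{Comp}_{v\in U}\,\Xi_{w,v})\,\mathrm{Comp}_{I_0^+}$; take $U=U_w$. If $I\ne\emptyset$ has no largest element, then $\mathrm{Comp}_IP$ is the union of the increasing posets $\mathrm{Comp}_{I_0^+}P$ over the proper initial segments $I_0$ of $I$. Either $I_0^+=I^+$ for some $I_0$, and the union is $\mathrm{Comp}_{I^+}P$; or $I^+$ has no largest element and the $I_0^+$ are cofinal among its proper initial segments, and the union is again $\mathrm{Comp}_{I^+}P$.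

(A2) For $\mathrm{Fin}$, deleting such indices from $F$ does not change $\Xi_F$. For $\mathrm{Comp}$, apply (A1) with $U_w$ empty if $\Xi_w=\mathrm{id}$ and a singleton otherwise.

(A3) The finite sets containing $w_0$ are cofinal, and $\Xi_{\{w_0\}\cup F}=\Xi_F\,\Xi_{w_0}$ for $w_0\notin F$.
\end{proof}

Next we make precise when two operations differ only in the names of their coordinates. Let $\Phi$ be a $Z$-operation, $\Phi'$ a $Z'$-operation, and $h:Z\to Z'$ a bijection. We write $\Phi\sim_h\Phi'$ if the following holds: whenever $P$ is a stem poset over $X\subseteq L\setminus Z$, $P'$ is a stem poset over $X'\subseteq L\setminus Z'$, and $g:X\to X'$ is a bijection such that $\tilde g$ maps $P$ isomorphically onto $P'$, then $\widetilde{g\cup h}$ maps $\Phi P$ isomorphically onto $\Phi'P'$.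

\begin{lemma}\label{lem:sim}
\begin{itemize}
\item[(a)] $R_x\sim_hR_{x'}$ for $h=\{(x,x')\}$.
\item[(b)] If $\Phi_1\sim_{h_1}\Phi_1'$ and $\Phi_2\sim_{h_2}\Phi_2'$, with disjoint coordinate sets on each side, then $\Phi_2\Phi_1\sim_{h_1\cup h_2}\Phi_2'\Phi_1'$.
\item[(c)] Let $w\mapsto w'$ be an isomorphism of linear orders $W\to W'$, let $\Xi_w\sim_{h_w}\Xi'_{w'}$ be regular operations, with pairwise disjoint coordinate sets on each side, and let $h=\bigcup_wh_w$. Then $\mathrm{Fin}_{w\in W}\,\Xi_w\sim_h\mathrm{Fin}_{w'\in W'}\,\Xi'_{w'}$, and the same holds for $\mathrm{Comp}$ if the orders are well-orders.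
\end{itemize}
\end{lemma}

\begin{proof}
(a) The isomorphism $\tilde g:P\to P'$ maps maximal antichains onto maximal antichains, so it maps canonical $P$-names onto canonical $P'$-names, with $\tilde g(\dot b)[\tilde g[G]]=\dot b[G]$. Hence $p$ forces a statement about canonical names over $P$ if and only if $\tilde g(p)$ forces it about their images over $P'$. So names for promises correspond, $\widetilde{g\cup h}$ maps $\langle p,a,\dot\varphi\rangle$ to $\langle\tilde g(p),a,\tilde g(\dot\varphi)\rangle$, and the orders correspond.

(b) Apply the definition to $g$ and then to $g\cup h_1$.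

(c) Suppose $\Phi P$ and $\Phi'P'$ are directed unions of suborders $\Phi_iP$ and $\Phi_i'P'$ with $\Phi_i\sim_{h_i}\Phi_i'$ and $h_i\subseteq h$. Then $\widetilde{g\cup h}$ extends every $\widetilde{g\cup h_i}$, so it maps $\Phi P$ isomorphically onto $\Phi'P'$. With (b) this gives the claim for $\mathrm{Fin}$, and by induction on initial segments the claim for $\mathrm{Comp}$.
\end{proof}

\section{The iteration}\label{sec:iteration}

From now on CH holds in $V$, and $\mu<\lambda$ are as in Theorem~\ref{thm:main}.

\subsection*{Coordinates}

Let $\mathbb{Z}_\lambda=\lambda^*+\{0\}+\lambda$ be the linear order with elements $0$ and $\pm\gamma$ for $0<\gamma<\lambda$, where $-\gamma'<-\gamma<0<\gamma<\gamma'$ for $\gamma<\gamma'$; put $|{\pm\gamma}|=\gamma$. Let $J_0$ be the set of finitely supported functions $\sigma:\omega\to\mathbb{Z}_\lambda$, ordered lexicographically. Let $J=J_0\times\omega_1$, ordered lexicographically, and let $\rho(j)$ be the second component of $j\in J$, its \emph{rank}. The order $J_0$ provides the room asked for in Section~\ref{sec:plan}; until Section~\ref{sec:room} we use only that $J$ is a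 linear order of size $\lambda$ with a function $\rho:J\to\omega_1$.

The set $L$ of coordinates consists of all words
\[
x=(\varepsilon_0,j_1,\varepsilon_1,\dots,j_k,\varepsilon_k),\qquad k\ge0,\ \ \varepsilon_0<\mu,\ \ j_i\in J,\ \ \varepsilon_i<\omega_1\ (i\ge1),\ \ \rho(j_1)>\dots>\rho(j_k).
\]
Positions are numbered from $0$, so even positions carry ordinals and odd positions carry elements of $J$. We have $|L|=\lambda$. A \emph{block} $b$ is either the empty word, with $\rho(b)=\omega_1$ and $\ell(b)=\mu$, or an initial segment $(\varepsilon_0,j_1,\dots,\varepsilon_{k-1},j_k)$, $k\ge1$, of a coordinate, with $\rho(b)=\rho(j_k)$ and $\ell(b)=\omega_1$. If $b$ is a block, then $b^\frown\varepsilon$ is a coordinate exactly for $\varepsilon<\ell(b)$, and $b^\frown\varepsilon^\frown j$ is a block exactly for $\rho(j)<\rho(b)$. For $K\subseteq L$ and a word $w$ let $K_w$ be the set of $x\in K$ that extend or equal $w$, and let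
\[
E_b(K)=\{\varepsilon:K_{b^\frown\varepsilon}\ne\emptyset\},\qquad J_x(K)=\{j\in J:K_{x^\frown j}\ne\emptyset\}
\]
for blocks $b$ and coordinates $x$.

\begin{definition}\label{def:iteration}
By recursion on $\rho(b)$, for all $K\subseteq L$, we define operations $\Phi_{b,K}$ and, for $x=b^\frown\varepsilon$ with $\varepsilon<\ell(b)$, operations $\Sigma_{x,K}$ and $\Theta_{x,K}$:
\[
\Sigma_{x,K}=\mathrm{Fin}_{j\in J,\ \rho(j)<\rho(b)}\,\Phi_{x^\frown j,K},\qquad
\Theta_{x,K}=\begin{cases}R_x\,\Sigma_{x,K}&\text{if }x\in K,\\ \Sigma_{x,K}&\text{if }x\notin K,\end{cases}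
\]
\[
\Phi_{b,K}=\mathrm{Comp}_{\varepsilon<\ell(b)}\,\Theta_{b^\frown\varepsilon,K}.
\]
For $\varepsilon\le\ell(b)$ let $\Phi^\varepsilon_{b,K}=\mathrm{Comp}_{\zeta<\varepsilon}\,\Theta_{b^\frown\zeta,K}$. Finally $P_K=\Phi_{\emptyset,K}(\{\emptyset\})$.
\end{definition}

So a block is a well-ordered iteration of stages, and at each stage we first insert the blocks of smaller rank attached to it, by finitary composition along $J$, and then force with $R$. The definition presupposes that the operations composed are regular; this is part of the next lemma, which is proved along the recursion.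

\begin{lemma}\label{lem:monotone}
Let $K\subseteq K'\subseteq L$, let $b$ be a block and $x=b^\frown\varepsilon$.
\begin{itemize}
\item[(a)] $\Sigma_{x,K}$, $\Theta_{x,K}$ and $\Phi_{b,K}$ are regular operations with coordinate sets $K_x\setminus\{x\}$, $K_x$ and $K_b$. Each depends on $K$ only through its coordinate set, and is the identity if that set is empty.
\item[(b)] $\Sigma_{x,K}\trianglelefteq\Sigma_{x,K'}$, $\Theta_{x,K}\trianglelefteq\Theta_{x,K'}$, and $\Phi^\zeta_{b,K}\trianglelefteq\Phi^\zeta_{b,K'}$ for all $\zeta\le\ell(b)$.
\item[(c)] $\Sigma_{x,K}=\mathrm{Fin}_{j\in J_x(K)}\,\Phi_{x^\frown j,K}$ and $\Phi_{b,K}=\mathrm{Comp}_{\zeta\in E_b(K)}\,\Theta_{b^\frown\zeta,K}$.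
\item[(d)] $P_K$ is a stem poset over $K$, and $P_K\lessdot P_{K'}$.
\end{itemize}
\end{lemma}

\begin{proof}
We prove (a) and (b) by induction on $\rho(b)$, for all $K\subseteq K'$. The sets $K'_{x^\frown j}$ are pairwise disjoint with union $K'_x\setminus\{x\}$, and the blocks $x^\frown j$ have smaller rank. So the induction hypothesis and Lemma~\ref{lem:compositions}(a) give the claims for $\Sigma$. Those for $\Theta$ follow by Lemma~\ref{lem:calculus}(b), composing with $R_x\trianglelefteq R_x$, $\mathrm{id}\trianglelefteq R_x$ or $\mathrm{id}\trianglelefteq\mathrm{id}$ according to whether $x\in K$, $x\in K'\setminus K$ or $x\notin K'$. The sets $K'_{b^\frown\zeta}$ are pairwise disjoint with union $K'_b$, so Lemma~\ref{lem:compositions}(b) gives the claims for $\Phi$. The second sentence of (a) is carried along the same induction. Part (c) follows from (a) and (A2), and (d) from clause (i) of $\Phi_{\emptyset,K}\trianglelefteq\Phi_{\emptyset,K'}$ with $P=P'=\{\emptyset\}$.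
\end{proof}

For distinct words $z,z'$ whose entries at each common position are of the same kind, let $\Delta(z,z')$ be the first position at which they differ, or the shorter length if one is an initial segment of the other. Put $z\prec z'$ if $z'$ is a proper initial segment of $z$, or if neither is an initial segment of the other and the entry of $z$ at $\Delta(z,z')$ is the smaller one. This is the lexicographic order after appending to each word a symbol larger than all entries, so it is a linear order on $L$.

\begin{example}\label{ex:iteration}
(a) If $\rho(b)=0$, then $\Sigma_{b^\frown\varepsilon,L}=\mathrm{id}$, and $\Phi_{b,L}$ is the finite support iteration of $R$ of length $\omega_1$.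

(b) If $K=\{x_1\prec\dots\prec x_n\}$ is finite, then $P_K=R_{x_n}\cdots R_{x_1}(\{\emptyset\})$, because by Lemma~\ref{lem:monotone}(c) all compositions are finite, they follow the order of the entries, and $R_x$ is applied after the proper extensions of $x$. For $j\in J$, the coordinate $(\delta,j,0)$ lies above all $(\varepsilon)$ with $\varepsilon<\delta$ and below $(\delta)$. So $L$ and $P_L$ have the properties assumed in Section~\ref{sec:plan}.

(c) Let $j_n\in J$ ($n\le\omega$) be distinct, $x_n=(0,j_n,0)$ and $K=\{x_n:n\le\omega\}\cup\{(0)\}$. Then $P_K=R_{(0)}(Q)$, where $Q$ is the union of the finite iterations $P_F$, $F\subseteq\{x_n:n\le\omega\}$ finite. If $j_0<j_1<\dots<j_\omega$, a name used at $x_\omega$ involves only finitely many $x_n$, while a name used at $(0)$ may involve all of them. If $j_0>j_1>\cdots$, the definition makes sense all the same.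
\end{example}

\subsection*{Countable supports}

A directed set is \emph{$\sigma$-directed} if every countable subset has an upper bound. A \emph{$\sigma$-directed system} is a family $\langle P_i:i\in I\rangle$ of stem posets with $I$ $\sigma$-directed and $P_i\lessdot P_{i'}$ for $i\le i'$. By (C5), $P_i\lessdot P=\bigcup_iP_i$. We note:
\begin{equation}\label{eq:capture}
\text{every canonical $P$-name (for a promise) is a canonical $P_i$-name (for a promise) for some $i$.}
\end{equation}
Indeed, the countably many conditions in the antichains of the name lie in one $P_i$. These antichains are maximal in $P_i$, since elements of $P_i$ are compatible in $P_i$ if and only if they are compatible in $P$. The part about promises follows from (E4).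

\begin{lemma}\label{lem:support}
$P_L=\bigcup\{P_K:K\in[L]^{\le\omega}\}$, and the $P_K$ form a $\sigma$-directed system. Every canonical $P_L$-name is a canonical $P_K$-name for some countable $K$. Moreover $|P_K|\le2^{\aleph_0}=\aleph_1$ for countable $K$, $|P_L|\le\lambda$, and there are at most $\lambda$ canonical $P_L$-names.
\end{lemma}

\begin{proof}
Let $Z\subseteq L$. Consider families $\langle\Phi_K:K\subseteq L\rangle$ where $\Phi_K$ has coordinate set $K\cap Z$ and $\Phi_K\trianglelefteq\Phi_{K'}$ for $K\subseteq K'$. Call such a family \emph{continuous} if for every $\sigma$-directed system $\langle P_i:i\in I\rangle$ over $L\setminus Z$ with union $P$, every element of $\Phi_L(P)$ lies in $\Phi_K(P_i)$ for some $i$ and some countable $K$. By clause (i) of $\trianglelefteq$, the posets $\Phi_K(P_i)$, indexed by $I\times[L]^{\le\omega}$, form a $\sigma$-directed system of complete suborders of $\Phi_L(P)$; continuity says that $\Phi_L(P)$ is its union.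

\emph{One step.} The family with $\Phi_K=R_x$ for $x\in K$ and $\Phi_K=\mathrm{id}$ for $x\notin K$ is continuous: given $\langle p,a,\dot\varphi\rangle\in P*_xR$, by \eqref{eq:capture} and (E3) there is $i$ such that $p\in P_i$ and $\dot\varphi$ is a canonical $P_i$-name for a promise, so the condition is in $P_i*_xR$.

\emph{Two factors.} Let $\langle\Phi^1_K\rangle$ and $\langle\Phi^2_K\rangle$ be continuous, for disjoint sets $Z_1,Z_2$. Then $\Phi^1_L(P)$ is the union of the $\sigma$-directed system of the $\Phi^1_{K_1}(P_i)$. By continuity of $\langle\Phi^2_K\rangle$, an element of $\Phi^2_L\Phi^1_L(P)$ lies in some $\Phi^2_{K_2}\Phi^1_{K_1}(P_i)$ with $K_1,K_2$ countable, and this is contained in $\Phi^2_K\Phi^1_K(P_i)$ for $K=K_1\cup K_2$. So $\langle\Phi^2_K\Phi^1_K\rangle$ is continuous.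

We show by induction on $\rho(b)$ that $\langle\Phi_{b,K}:K\subseteq L\rangle$ is continuous. Let $x=b^\frown\varepsilon$. For finite $F=\{j_1<\dots<j_n\}$ with all $\rho(j_m)<\rho(b)$, the family of the $\Phi_{x,F,K}=\Phi_{x^\frown j_n,K}\cdots\Phi_{x^\frown j_1,K}$ is continuous by the induction hypothesis and the step for two factors. An element of $\Sigma_{x,L}(P)$ lies in some $\Phi_{x,F,L}(P)$, hence in some $\Phi_{x,F,K}(P_i)\subseteq\Sigma_{x,K}(P_i)$ with $K$ countable. So $\langle\Sigma_{x,K}\rangle$ is continuous, and $\langle\Theta_{x,K}\rangle$ is continuous by the two steps above. Finally $\langle\Phi^\zeta_{b,K}\rangle$ is continuous by induction on $\zeta\le\ell(b)$. At successors use two factors. At a limit $\zeta$, an element of $\Phi^\zeta_{b,L}(P)$ lies in $\Phi^{\zeta'}_{b,L}(P)$ for some $\zeta'<\zeta$, hence in some $\Phi^{\zeta'}_{b,K}(P_i)\subseteq\Phi^\zeta_{b,K}(P_i)$ with $K$ countable.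

For $b=\emptyset$ and the one-element system $\{\emptyset\}$ this gives the first sentence of the lemma, and \eqref{eq:capture} gives the second. The bounds follow from \eqref{eq:count}, since $P_K\subseteq T(K)$ and $|[L]^{\le\omega}|=\lambda^{\aleph_0}=\lambda$.
\end{proof}

\subsection*{The operations depend only on the pattern}

Let $w,w'$ be two blocks or two coordinates. Every element of $K_w$ has the form $w^\frown z$, and $z$ is its \emph{tail}. A bijection $h:K_w\to K'_{w'}$ is \emph{pattern-preserving over $(w,w')$} if the induced bijection of the tails preserves lengths, $\Delta$ and $\prec$. It need not preserve ranks or any entries.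

\begin{lemma}\label{lem:pattern}
\begin{itemize}
\item[(1)] If $b,b'$ are blocks and $h:K_b\to K'_{b'}$ is pattern-preserving over $(b,b')$, then $\Phi_{b,K}\sim_h\Phi_{b',K'}$.
\item[(2)] If $y,y'$ are coordinates and $h:K_y\to K'_{y'}$ is pattern-preserving over $(y,y')$, then $\Theta_{y,K}\sim_h\Theta_{y',K'}$.
\end{itemize}
\end{lemma}

\begin{proof}
We start with an observation. Two distinct nonempty tails have the same first entry if and only if $\Delta\ge1$, and otherwise $\prec$ tells which first entry is smaller. So if $h$ is pattern-preserving over $(w,w')$, it induces an order isomorphism $e\mapsto e'$ between the sets of first entries of nonempty tails, and it maps $K_{w^\frown e}$ onto $K'_{w'^\frown e'}$. This restriction is pattern-preserving over $(w^\frown e,w'^\frown e')$, as lengths and $\Delta$ decrease by $1$ on both sides.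

We use induction on $\rho\le\omega_1$, for all $K,K',b',y'$: first (2) for all $y=b^\frown\varepsilon$ with $\rho(b)=\rho$, then (1) for all $b$ with $\rho(b)=\rho$.

(2) The observation gives an order isomorphism $j\mapsto j'$ of $J_y(K)$ onto $J_{y'}(K')$. Since $\rho(j)<\rho$, the induction hypothesis gives $\Phi_{y^\frown j,K}\sim\Phi_{y'^\frown j',K'}$ via the restriction of $h$. By Lemmas~\ref{lem:monotone}(c) and \ref{lem:sim}(c), $\Sigma_{y,K}\sim\Sigma_{y',K'}$. As lengths are preserved, the empty tail occurs on both sides or on neither. So $y\in K$ if and only if $y'\in K'$, and then $h(y)=y'$. Lemma~\ref{lem:sim}(a),(b) finishes the proof.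

(1) All tails are nonempty, and the observation gives an order isomorphism $\varepsilon\mapsto\varepsilon'$ of $E_b(K)$ onto $E_{b'}(K')$. By (2), $\Theta_{b^\frown\varepsilon,K}\sim\Theta_{b'^\frown\varepsilon',K'}$ via the restriction of $h$. Apply Lemmas~\ref{lem:monotone}(c) and \ref{lem:sim}(c).
\end{proof}

\section{The cardinals that equal $\mu$}\label{sec:small}

The poset of Theorem~\ref{thm:main} is $P_L$; it is ccc, being a stem poset. For $\varepsilon<\mu$ let $P^\varepsilon=\Phi^\varepsilon_{\emptyset,L}(\{\emptyset\})$ and $Q^\varepsilon=\Sigma_{(\varepsilon),L}(P^\varepsilon)$. Then $P^{\varepsilon+1}=Q^\varepsilon*_{(\varepsilon)}R$, $P_L=\bigcup_{\varepsilon<\mu}P^\varepsilon$ and, by Lemmas~\ref{lem:monotone}, \ref{lem:step} and \ref{lem:compositions}(b),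
\[
P^\varepsilon\lessdot Q^\varepsilon\lessdot P^{\varepsilon+1}\lessdot P^{\varepsilon'}\lessdot P_L\qquad(\varepsilon<\varepsilon'<\mu).
\]
Let $G$ be $P_L$-generic and $V_\varepsilon=V[G\cap Q^\varepsilon]$. Let $H_\varepsilon$ be the $R^{V_\varepsilon}$-generic filter over $V_\varepsilon$ obtained from $G\cap P^{\varepsilon+1}$ by Lemma~\ref{lem:step}(c), let $\langle u^\varepsilon_k:k<\omega\rangle$ be the union of its stems, and let $A_\varepsilon=\{u^\varepsilon_k:k<\omega\}$. Note that $A_\eta\in V[G\cap P^{\eta+1}]\subseteq V_\varepsilon$ for $\eta<\varepsilon$.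

Since $\mu$ is regular and uncountable, the $P^\varepsilon$ form a $\sigma$-directed system. By \eqref{eq:capture} every real of $V[G]$ has a canonical $P^\varepsilon$-name for some $\varepsilon$ and so lies in $V_\varepsilon$. As $\mu$ stays regular in $V[G]$, every set of fewer than $\mu$ reals of $V[G]$ is a subset of some $V_\varepsilon$.

\begin{proposition}\label{prop:small}
In $V[G]$, $\mathfrak{b}=\mathfrak{d}=\mathrm{add}(\mathcal{M})=\mathrm{cof}(\mathcal{M})=\mathfrak{a}_{\mathrm{Sacks}}=\mu$. The family $\mathcal{A}=\{A_\varepsilon:\varepsilon<\mu\}$ is an almost disjoint family of $\mu$ infinite antichains, and $\pi(B)$ is finite for every $B\in\mathcal{A}^\perp$.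
\end{proposition}

\begin{proof}
Let $d_\varepsilon(k)=|u^\varepsilon_k|$. By Lemma~\ref{lem:generic}(b), applied to the promises $(\emptyset,f)$, we have $f\le^*d_\varepsilon$ for all $f\in\omega^\omega\cap V_\varepsilon$. So every family of fewer than $\mu$ functions is bounded by some $d_\varepsilon$, and $\{d_\varepsilon:\varepsilon<\mu\}$ is dominating. Hence $\mu\le\mathfrak{b}\le\mathfrak{d}\le\mu$.

Let $c_\varepsilon$ be the Cohen real over $V_\varepsilon$ given by Lemma~\ref{lem:generic}(c). Fewer than $\mu$ meager Borel sets are all coded in some $V_\varepsilon$ and do not contain $c_\varepsilon$. So $\mathrm{cov}(\mathcal{M})\ge\mu$, and $\{c_\varepsilon:\varepsilon<\mu\}$ is not meager, which gives $\mathrm{non}(\mathcal{M})\le\mu$. By (F1) and (F2), $\mu\le\mathrm{add}(\mathcal{M})\le\mathrm{cof}(\mathcal{M})\le\mu$.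

Each $A_\varepsilon$ is an infinite antichain, so $A_\varepsilon\in\mathcal{BR}^\perp$. For $\eta<\varepsilon$ the antichain $A_\eta$ is in $\mathcal{J}\cap V_\varepsilon$, so $A_\varepsilon\cap A_\eta$ is finite by Lemma~\ref{lem:generic}(b). Thus $\mathcal{A}$ is almost disjoint and has size $\mu$.

Let $B\in V[G]$ have infinite trace. Choose distinct $y_n\in\pi(B)$ converging to some $x\in2^\omega$. There is $\varepsilon_0<\mu$ such that $B$, $x$ and $\langle y_n\rangle$ have canonical $P^{\varepsilon_0}$-names. Let $\dot\chi$ be a canonical $P^{\varepsilon_0}$-name for a promise with value $(\hat x,0)$; it is a canonical $Q^\varepsilon$-name for a promise for all $\varepsilon\ge\varepsilon_0$. Given $p\in P_L$, choose $\varepsilon\ge\varepsilon_0$ with $p\in P^\varepsilon$. Then $p\cup\{((\varepsilon),(\emptyset,\dot\chi))\}\in P^{\varepsilon+1}$ extends $p$. The conditions of this form are therefore dense, and one of them is in $G$. So $(\emptyset,(\hat x,0))\in H_\varepsilon$ for some $\varepsilon\ge\varepsilon_0$. By (F5), $V_\varepsilon$ knows that the $y_n$ are distinct elements of $\pi(B)$ converging to $x$, and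 Lemma~\ref{lem:generic}(d) shows that $A_\varepsilon\cap B$ is infinite.

Hence $\pi(B)$ is finite for all $B\in\mathcal{A}^\perp$, and $\mathfrak{a}_{\mathrm{Sacks}}\le\mu$. By Theorem~\ref{thm:zfc}(a), $\mathfrak{a}_{\mathrm{Sacks}}\ge\mathfrak{b}=\mu$.
\end{proof}

\section{Monotone sequences and room at their limits}\label{sec:room}

In Section~\ref{sec:plan} we chose $\omega_1$ indices along which one ordinal increases. Now countably many ordinals have to be handled at once.

\begin{lemma}[CH]\label{lem:thin}
Let $X\in[\omega_2]^{\omega_2}$ and let $v^l:X\to\mathrm{Ord}$ $(l<\omega)$ be functions. There are distinct $\alpha_i\in X$ $(i<\omega_1)$ such that for each $l$ the map $i\mapsto v^l(\alpha_i)$ is constant or strictly increasing.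
\end{lemma}

\begin{proof}
Let $\theta$ be a large regular cardinal. By CH there is $N\prec H(\theta)$ with $X,\langle v^l\rangle\in N$, $|N|=\aleph_1$, $\omega_1\subseteq N$ and $N^\omega\subseteq N$. Pick $\alpha^*\in X\setminus N$, and let $\Lambda=\{l:v^l(\alpha^*)\in N\}$. For $l\notin\Lambda$ let $w^l$ be the least ordinal in $N$ that is at least $v^l(\alpha^*)$; it exists because $N$ contains a bound of the range of $v^l$, and $w^l>v^l(\alpha^*)$. Since $N^\omega\subseteq N$, the objects $\Lambda$, $\langle v^l(\alpha^*):l\in\Lambda\rangle$ and $\langle w^l:l\notin\Lambda\rangle$ are in $N$. Recursively choose $\alpha_i\in X\cap N$, different from all $\alpha_{i'}$ with $i'<i$, such that $v^l(\alpha_i)=v^l(\alpha^*)$ for $l\in\Lambda$, and $v^l(\alpha_i)<w^l$ and $v^l(\alpha_{i'})<v^l(\alpha_i)$ for $l\notin\Lambda$ and $i'<i$. The parameters of this requirement, including $\langle\alpha_{i'}:i'<i\rangle$, are in $N$. The ordinal $\alpha^*$ satisfies it: for $l\notin\Lambda$, the ordinal $v^l(\alpha_{i'})$ is in $N$ and below $w^l$, hence below $v^l(\alpha^*)$ by the choice of $w^l$. By elementarity some element of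 $N$ satisfies it.
\end{proof}

Call a nonconstant sequence $\langle\sigma_i:i<\omega_1\rangle$ in $J_0$ \emph{nice} if the support of $\sigma_i$ and the signs of its values do not depend on $i$, and for each $m$ the sequence $|\sigma_i(m)|$ is constant or strictly increasing in $i$. A nice sequence is strictly increasing or strictly decreasing, according to the sign at the first $m$ where it is not constant. Therefore, for each $\tau\in J_0$, either $\tau<\sigma_i$ for all large $i$, or $\tau>\sigma_i$ for all large $i$.

The next lemma explains the shape of $J_0$. If $\sigma_i=(\gamma_i,0,0,\dots)$ increases with $\sup_i\gamma_i=\gamma$, then $(\gamma,0,0,\dots)$ may be in use, but $(\gamma,-\eta,\dots)$ with $\eta$ large lies above all $\sigma_i$ and below every element in use that starts with $\gamma$. The remaining entries provide a dense set of such places.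

\begin{lemma}\label{lem:room}
Let $\langle\sigma_i\rangle$ be nice, let $S_0\subseteq J_0$, and let $\eta<\lambda$ be larger than all $|\tau(m)|$ $(\tau\in S_0,\ m<\omega)$ and all $\sup_i|\sigma_i(m)|$ $(m<\omega)$. There is $Q\subseteq J_0\setminus S_0$ of order type $\mathbb{Q}$ such that for $\tau\in S_0$ and $\sigma\in Q$: $\tau<\sigma$ if and only if $\tau<\sigma_i$ for all large $i$. Moreover $\sigma(0)>-\eta$ for $\sigma\in Q$.
\end{lemma}

\begin{proof}
Let $m_0$ be least such that $\sigma_i(m_0)$ is not constant, let $q=\sigma_i\restriction m_0$ and $\gamma=\sup_i|\sigma_i(m_0)|<\eta$. Assume first that the sign at $m_0$ is $+$, so that $\gamma_i=\sigma_i(m_0)$ increases strictly to $\gamma$. Let $Q$ be the set of $\sigma\in J_0$ with $\sigma\restriction m_0=q$, $\sigma(m_0)=\gamma$, $\sigma(m_0+1)=-\eta$, and $|\sigma(m)|<\omega$ for $m>m_0+1$. The set $Q$ is countable. It has no endpoints, since one can add $\pm1$ to the entry at $m_0+2$. It is dense: if $\sigma<\sigma'$ are in $Q$, add $1$ to an entry of $\sigma$ beyond their first difference. So $Q$ has order type $\mathbb{Q}$, and $Q\cap S_0=\emptyset$ because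 of the entry $-\eta$.

Let $\tau\in S_0$ and $\sigma\in Q$. If $\tau<\sigma_i$ for all large $i$, then $\tau<\sigma$, since $\sigma_i<\sigma$ by $\gamma_i<\gamma$. Otherwise $\tau>\sigma_i$ for all large $i$. Then either $\tau\restriction m_0$ is lexicographically above $q$, or $\tau\restriction m_0=q$ and $\tau(m_0)\ge\gamma_i$ for all large $i$, that is, $\tau(m_0)\ge\gamma$. If $\tau\restriction m_0=q$ and $\tau(m_0)=\gamma$, then $\tau(m_0+1)>-\eta$. In all cases $\tau>\sigma$.

If the sign at $m_0$ is $-$, apply the above to $\langle-\sigma_i\rangle$ and $\{-\tau:\tau\in S_0\}$ and reflect back by the order-reversing map $\sigma\mapsto-\sigma$. This gives $Q\subseteq J_0\setminus S_0$ such that $\tau>\sigma$ if and only if $\tau>\sigma_i$ for all large $i$, which is equivalent to the claim by the dichotomy above and $\tau\ne\sigma$. In both cases $\sigma(0)$ is $q(0)$ or $\pm\gamma$, and $|\sigma(0)|<\eta$.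
\end{proof}

\section{No MAD family has size less than $\lambda$}\label{sec:large}

\begin{lemma}\label{lem:copy}
Let $\aleph_2\le\nu<\lambda$, let $p\in P_L$, and let $\dot B_\alpha$ $(\alpha<\nu)$ be canonical $P_L$-names such that $p$ forces that the $\dot B_\alpha$ are infinite subsets of $\omega$ and $|\dot B_\alpha\cap\dot B_\beta|<\omega$ for $\alpha\ne\beta$. Then there is a canonical $P_L$-name $\dot B^*$ such that $p$ forces that $\dot B^*$ is infinite and $|\dot B^*\cap\dot B_\alpha|<\omega$ for all $\alpha<\nu$.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Lemma~\ref{lem:copy}]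
By Proposition~\ref{prop:small} it remains to show $\mathfrak{a}=\mathfrak{c}=\lambda$ in $V[G]$. By Lemma~\ref{lem:support} there are at most $\lambda$ canonical names, so $\mathfrak{c}\le\lambda$. Suppose that $V[G]$ has an infinite MAD family of size $\nu<\lambda$. Then $\nu\ge\mathfrak{b}=\mu\ge\aleph_2$ by (F1). (This is why promises contain the component $f$: the copying argument does not reach families of size $\aleph_1$.) Some $p\in G$ forces that a name denotes a one-to-one enumeration of a MAD family in type $\nu$. In $V$ choose canonical names $\dot B_\alpha$ that $p$ forces to be its terms. The set $\dot B^*[G]$ given by Lemma~\ref{lem:copy} contradicts maximality. So $\lambda\le\mathfrak{a}\le\mathfrak{c}\le\lambda$.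
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:copy}]
We select $\omega_1$ names that differ only in their coordinates (Step~1) and define limit coordinates $x^*_n$ (Step~2). For each $\alpha$ we show that the limit coordinates sit relative to the support of $\dot B_\alpha$ like the coordinates of one of the selected names (Steps 3--5). The copy of the selected names on the limit coordinates is $\dot B^*$ (Step~6).

\medskip\noindent\textbf{Step 1: uniform names.}
By Lemmas~\ref{lem:support} and \ref{lem:monotone}(d), fix a countably infinite $s_p\subseteq L$ with $p\in P_{s_p}$, and countable sets $s_\alpha\supseteq s_p$ with $s_\alpha\setminus s_p$ infinite such that $\dot B_\alpha$ is a canonical $P_{s_\alpha}$-name. For $\alpha<\omega_2$ enumerate $s_\alpha=\{x_{\alpha,n}:n<\omega\}$ without repetitions so that the elements with even index enumerate $s_p$ in a way that does not depend on $\alpha$. Let $g_\alpha:s_\alpha\to\omega$ map $x_{\alpha,n}$ to $n$. Attach to $\alpha<\omega_2$ the following data: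
\begin{itemize}
\item the lengths of the words $x_{\alpha,n}$ and their entries at even positions $\ge2$;
\item for each entry $(\sigma,\rho)$ at an odd position of some $x_{\alpha,n}$: the rank $\rho$, the support of $\sigma$ and the signs of its values;
\item for all $n\ne m$, the number $\Delta(x_{\alpha,n},x_{\alpha,m})$ and whether $x_{\alpha,n}\prec x_{\alpha,m}$;
\item the prename $\tilde g_\alpha(\dot B_\alpha)$ over $\omega$.
\end{itemize}
By CH and \eqref{eq:count} there are only $\aleph_1^{\aleph_0}=\aleph_1$ possibilities, so the data are constant on some $X\in[\omega_2]^{\omega_2}$. Let $\dot B$ be the common prename over $\omega$. What can still vary are countably many ordinals: the entries at position $0$, and the $|\sigma(m)|$ for $m$ in the supports. Apply Lemma~\ref{lem:thin} to them to get $\alpha_i\in X$ ($i<\omega_1$), and write $x^i_n=x_{\alpha_i,n}$. As $i$ varies, the entry of $x^i_n$ at position $0$ is constant or strictly increasing; an entry at an odd position is $(\sigma_i,\rho)$ with $\langle\sigma_i\rangle$ constant or nice; all other entries are constant. So every $n<\omega$ is of exactly one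 of three kinds.
\begin{itemize}
\item $n$ is a \emph{root} if $x^i_n$ does not depend on $i$. All even $n$ are roots. Put $y_n=x^i_n$.
\item $n$ is of \emph{type A} if the entry at position $0$ increases.
\item $n$ is of \emph{type B} if it is neither. Then the first nonconstant position $r_n$ is odd, and $y_n=x^i_n\restriction r_n$ is a coordinate that does not depend on $i$.
\end{itemize}
Let $S=\bigcup_{\alpha<\nu}s_\alpha$. Then $|S|<\lambda$ and all $x^i_n$ are in $S$. Since $\lambda>\aleph_1$ is regular, we can fix $\eta<\lambda$ larger than all $|\tau(m)|$ for $\tau\in J_0$ occurring in elements of $S$, and larger than the countably many suprema $\sup_i|\sigma_i(m)|$ for the nice sequences above.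

\medskip\noindent\textbf{Step 2: the limit coordinates.}
For a root $n$ let $x^*_n=y_n$.

\emph{Type B.} Here the moving entry is an element of $J$, and we replace it by a new element of $J$ at the limit of the nice sequence. Several indices may move above the same $y$, and their order must be kept. Fix a coordinate $y$ of length $r$ and consider the indices $n$ of type B with $y_n=y$. Call two of them, $n$ and $m$, equivalent if $x^i_n(r)=x^i_m(r)$. For $n\neq m$ this means $\Delta(x^i_n,x^i_m)>r$, so it does not depend on $i$. Let $C_y$ be the countable set of equivalence classes. For $c\in C_y$ let $(\sigma^c_i,\rho^c)$ be the common entry at $r$; the sequence $\langle\sigma^c_i\rangle$ is nice. Put $c<c'$ if $(\sigma^c_i,\rho^c)<(\sigma^{c'}_i,\rho^{c'})$; this is read off from $\prec$, so it does not depend on $i$. Let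
\[
S_y=\{\tau\in J_0:\text{some element of }S\text{ extends }y^\frown(\tau,\rho)\text{ for some }\rho\}.
\]
Order the disjoint union $S_y\sqcup C_y$ by the orders of $S_y$ and $C_y$, letting $\tau<c$ if $\tau<\sigma^c_i$ for all large $i$, and $c<\tau$ otherwise, that is, if $\tau>\sigma^c_i$ for all large $i$. This is a linear order, because on any finite subset it is, for large $i$, the order pulled back from $J$ by $\tau\mapsto(\tau,0)$, $c\mapsto(\sigma^c_i,\rho^c)$. Let $\Gamma_c=\{\tau\in S_y:\tau<c\}$. For each set $\Gamma$ of the form $\Gamma_c$, apply Lemma~\ref{lem:room} to $S_0=S_y$ and one sequence $\langle\sigma^c_i\rangle$ with $\Gamma_c=\Gamma$. This gives $Q_\Gamma\subseteq J_0\setminus S_y$ of order type $\mathbb{Q}$ such that for $\tau\in S_y$ and $\sigma\in Q_\Gamma$, $\tau<\sigma$ if and only if $\tau\in\Gamma$. Embed the countable linear order $\{c:\Gamma_c=\Gamma\}$ into $Q_\Gamma$, and let $\bar\sigma_c$ be the image of $c$. If $c<c'$ and $\Gamma_c\ne\Gamma_{c'}$, then $\Gamma_c\subsetneq\Gamma_{c'}$, and $\bar\sigma_c<\tau<\bar\sigma_{c'}$ for $\tau\in\Gamma_{c'}\setminus\Gamma_c$. To sum up, for $c,c'\in C_y$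 and $\tau\in S_y$:
\begin{equation}\label{eq:B}
\bar\sigma_c\notin S_y;\qquad c<c'\Rightarrow\bar\sigma_c<\bar\sigma_{c'};\qquad\tau<\bar\sigma_c\Leftrightarrow\tau<\sigma^c_i\text{ for all large }i.
\end{equation}
For $n\in c\in C_y$ let $x^*_n$ be obtained from $x^0_n$ by replacing the entry at position $r$ by $(\bar\sigma_c,\rho^c)$. The ranks are those of $x^0_n$, so $x^*_n\in L$.

\emph{Type A.} Here the moving entry is an ordinal below $\mu$, and we insert the words into a new block just below the limit, as in Section~\ref{sec:plan}. Call two indices of type A equivalent if the entries at position $0$ agree; for distinct indices this means $\Delta\geq1$, so it does not depend on $i$. For a class $c$ let $e^c_i$ be the common entry and $\delta_c=\sup_ie^c_i$. Then $e^c_i<\delta_c$, and $\delta_c<\mu$ because $\mu\ge\aleph_2$ is regular. Let $D$ be the set of all $\delta_c$, and $C_\delta=\{c:\delta_c=\delta\}$. Order $C_\delta$ by the ordinals $e^c_i$; this does not depend on $i$, and it is a well-order of a countable set. Let $o(c)<\omega_1$ be the order type of the set of predecessors of $c$ in $C_{\delta_c}$. Let $\sigma^*\in J_0$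 be given by $\sigma^*(0)=-\eta$ and $\sigma^*(m)=0$ for $m>0$, let $\rho^*<\omega_1$ be larger than the countably many ranks occurring in the $x^i_n$, and let $j^*=(\sigma^*,\rho^*)$. For $n\in c$ write $x^i_n=(e^c_i)^\frown t^i_n$ and put
\[
x^*_n=(\delta_c,j^*,o(c))^\frown t^0_n.
\]
By the choice of $\rho^*$, $x^*_n\in L$. By the choice of $\eta$ and the last sentence of Lemma~\ref{lem:room},
\begin{equation}\label{eq:eta}
\sigma(0)>-\eta=\sigma^*(0)\text{ if $\sigma$ occurs in an element of $S$ or in some $x^*_n$ with $n$ not of type A.}
\end{equation}
Let $s^*=\{x^*_n:n<\omega\}$. Nothing so far depends on an index $\alpha$.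

\medskip\noindent\textbf{Step 3: choice of $i$.}
Fix $\alpha<\nu$. Let $T=s_\alpha\cup\{y_n:n\text{ not of type A}\}$, a countable set of initial segments of elements of $S$, and let $E$ be the set of first entries of the elements of $T$. Each of the following countably many requirements holds for all large $i<\omega_1$, so we can fix $i$ satisfying all of them.
\begin{itemize}
\item[(a)] If $c$ is a class of type A and $\varepsilon\in E\cup D$ is below $\delta_c$, then $\varepsilon<e^c_i$.
\item[(b)] If $c\in C_y$ is a class of type B and some element of $T$ extends $y^\frown(\tau,\rho)$, then $\tau\ne\sigma^c_i$, and $\tau<\sigma^c_i$ if and only if $\tau<\bar\sigma_c$.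
\item[(c)] $\alpha_i\ne\alpha$.
\end{itemize}
In (b), $\tau\in S_y$, and the requirement holds for large $i$ by \eqref{eq:B} and the dichotomy for nice sequences. Since $e^c_i<\delta_c$, requirement (a) gives, for $\varepsilon\in E$ and $c$ of type A,
\begin{equation}\label{eq:A}
\varepsilon\ne e^c_i,\qquad\text{and}\qquad\varepsilon<e^c_i\Leftrightarrow\varepsilon<\delta_c.
\end{equation}
If $n$ is of type A, then $x^i_n\notin s_\alpha$ by \eqref{eq:A}. If $n\in c\in C_y$ is of type B, then $x^i_n\notin s_\alpha$, since otherwise (b) would apply to $\tau=\sigma^c_i$. So $x^i_n\in s_\alpha$ only for roots, for which $x^*_n=x^i_n$, and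
\[
h=\mathrm{id}_{s_\alpha}\cup\{(x^i_n,x^*_n):n<\omega\}
\]
is a function from $K=s_\alpha\cup s_{\alpha_i}$ onto $K'=s_\alpha\cup s^*$. Let $K_0=s_\alpha\cup\{x^i_n:n\text{ not of type A}\}$ and $K_0'=h[K_0]$. Call the elements of $s_\alpha$ and the $x^i_n$ for roots $n$ \emph{fixed}; they belong to $T$, and $h$ does not move them.

\medskip\noindent\textbf{Step 4: $h$ is a bijection, and $h\restriction K_0$ preserves first entries, lengths, $\Delta$ and $\prec$.}
First entries and lengths are preserved on $K_0$ by definition, as $r_n\ge1$. Let $z\ne z'$ be in $K_0$. We show that $h(z)\ne h(z')$ and that $\Delta$ and $\prec$ agree for $(z,z')$ and $(h(z),h(z'))$. If both words are fixed there is nothing to prove. So let $z=x^i_n$ with $n\in c\in C_y$ of type B and $r=|y|$. Both $z$ and $h(z)$ properly extend $y$, with entries $(\sigma^c_i,\rho^c)$ and $(\bar\sigma_c,\rho^c)$ at $r$. Let $y'=z'$ if $z'$ is fixed, and $y'=y_m$ if $z'=x^i_m$ with $m$ of type B; in the second case we may assume $|y'|\ge r$ by symmetry. Then $y'\in T$, and both $z'$ and $h(z')$ extend or equal $y'$.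
\begin{itemize}
\item If $y$ and $y'$ differ at a common position, the first such position is the first difference of both pairs, with the same entries.
\item If $z'$ is fixed and is an initial segment of $y$ or equal to $y$, then $z'=h(z')$ is a proper initial segment of both $z$ and $h(z)$.
\item If $y'$ properly extends $y$, then $z'(r)=h(z')(r)=y'(r)=(\tau,\rho')$ with $\tau\in S_y$. By (b) and \eqref{eq:B}, $\tau$ differs from $\sigma^c_i$ and from $\bar\sigma_c$ and lies on the same side of both. So in both pairs $\Delta=r$, with the same direction.
\item If $y'=y$ and $z'=x^i_m$ with $m\in c'\in C_y$, $c'\ne c$, then $\Delta=r$ in both pairs, with the direction given by the order of $c$ and $c'$, by \eqref{eq:B}.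
\item If $y'=y$ and $z'=x^i_m$ with $m\in c$, then $h(z),h(z')$ arise from $x^0_n,x^0_m$ by changing the common entry at $r$ into another common entry. So $\Delta$ and $\prec$ for $(h(z),h(z'))$ are as for $(x^0_n,x^0_m)$, and hence as for $(x^i_n,x^i_m)$ by Step~1.
\end{itemize}
These cases are exhaustive. For $n$ of type A, the word $x^*_n$ contains $\sigma^*$, so $x^*_n\notin K_0'$ by \eqref{eq:eta}. Let $n\ne m$ be of type A, in classes $c,c'$. If $c\ne c'$, then $x^*_n$ and $x^*_m$ differ at position $0$ or $2$. If $c=c'$, then $t^0_n\ne t^0_m$, because $x^0_n\ne x^0_m$ have the same first entry. So $h$ is injective.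

\medskip\noindent\textbf{Step 5: $\tilde h$ is an isomorphism of $P_K$ onto $P_{K'}$.}
On the indices of type A the map $h$ changes lengths, so Lemma~\ref{lem:pattern}(1) does not apply directly. Instead we write both posets as transfinite compositions and match the factors; see Figure~\ref{fig:stages}. For $n$ not of type A, the words $x^i_n$, $y_n$ and $x^*_n$ have the same first entry, so $E_\emptyset(K_0)=E_\emptyset(K_0')=E$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=1cm]
\draw (0,2) -- (6.4,2);
\draw (0,0) -- (6.4,0);
\node[left] at (0,2) {$P_K$};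
\node[left] at (0,0) {$P_{K'}$};
\fill (0.6,2) circle (2pt) node[above] {$\varepsilon$};
\fill (1.7,2) circle (2pt) node[above] {$e^c_i$};
\fill (2.7,2) circle (2pt) node[above] {$e^{c'}_i$};
\fill (5,2) circle (2pt) node[above] {$\delta$};
\fill (6,2) circle (2pt) node[above] {$\varepsilon'$};
\fill (0.6,0) circle (2pt) node[below] {$\varepsilon$};
\fill (2.9,0) circle (2pt) node[below] {$(\delta,j^*,0)$};
\fill (4,0) circle (2pt) node[below] {$(\delta,j^*,1)$};
\fill (5,0) circle (2pt) node[below] {rest};
\fill (6,0) circle (2pt) node[below] {$\varepsilon'$};
\draw[dashed,->] (0.6,1.85) -- (0.6,0.15);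
\draw[dashed,->] (1.75,1.85) -- (2.85,0.15);
\draw[dashed,->] (2.75,1.85) -- (3.95,0.15);
\draw[dashed,->] (5,1.85) -- (5,0.15);
\draw[dashed,->] (6,1.85) -- (6,0.15);
\draw (2.35,-0.7) -- (2.35,-0.85) -- (5.35,-0.85) -- (5.35,-0.7);
\node[below] at (3.85,-0.85) {stage $\delta$ of $P_{K'}$};
\end{tikzpicture}
\caption{The factors of the iterations $P_K$ (top) and $P_{K'}$ (bottom), in the order in which they are applied. Two classes $c<c'$ of moving coordinates occupy stages $e^c_i<e^{c'}_i$ of $P_K$, both below the limit $\delta$ and above every other stage $\varepsilon<\delta$ in use. In $P_{K'}$ their copies form the first block of stage $\delta$, which is applied before the rest of that stage. The dashed arrows match factors and preserve the order.}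
\label{fig:stages}
\end{figure}

\emph{The poset $P_K$.} By \eqref{eq:A}, $W=E_\emptyset(K)$ is the disjoint union of $E$ and $\{e^c_i:c\text{ of type A}\}$, with $K_{(\varepsilon)}=(K_0)_{(\varepsilon)}$ for $\varepsilon\in E$ and $K_{(e^c_i)}=\{x^i_n:n\in c\}$. By Lemma~\ref{lem:monotone}(a),(c), $\Phi_{\emptyset,K}$ is the transfinite composition along $W$ of the operations $\Theta_{(\varepsilon),K_0}$ ($\varepsilon\in E$) and $\Theta_{(e^c_i),K}$ ($c$ of type A).

\emph{The poset $P_{K'}$.} We have $E_\emptyset(K')=E\cup D$, and $\Theta_{(\varepsilon),K'}=\Theta_{(\varepsilon),K_0'}$ for $\varepsilon\in E\setminus D$. Let $\delta\in D$. The elements of $K'_{(\delta)}$ outside $K_0'$ are the $x^*_n$ with $n\in c\in C_\delta$, and they all extend $(\delta,j^*)$. By \eqref{eq:eta}, $j^*$ is smaller than every element of $J_{(\delta)}(K_0')$. Hence $j^*=\min J_{(\delta)}(K')$, $J_{(\delta)}(K')\setminus\{j^*\}=J_{(\delta)}(K_0')$, $K'_{(\delta,j)}=(K_0')_{(\delta,j)}$ for $j\ne j^*$, and $K'_{(\delta,j^*)}=\{x^*_n:n\in c\in C_\delta\}$. Also $(\delta)\in K'$ if and only if $(\delta)\in K_0'$. By (A3) and Lemma~\ref{lem:monotone}(a),(c),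
\[
\Sigma_{(\delta),K'}=\Sigma_{(\delta),K_0'}\,\Phi_{(\delta,j^*),K'},\qquad
\Theta_{(\delta),K'}=\Theta_{(\delta),K_0'}\,\Phi_{(\delta,j^*),K'},
\]
\[
\Phi_{(\delta,j^*),K'}=\mathrm{Comp}_{c\in C_\delta}\,\Theta_{(\delta,j^*,o(c)),K'},
\]
where $\Theta_{(\delta),K_0'}=\mathrm{id}$ if $\delta\notin E$, and $K'_{(\delta,j^*,o(c))}=\{x^*_n:n\in c\}$. Let $W'$ be the disjoint union of $E$ and the set of classes of type A, ordered as follows: $E$ has its usual order; $c$ precedes $\varepsilon\in E$ if and only if $\delta_c\le\varepsilon$; and $c$ precedes $c'$ if and only if $\delta_c<\delta_{c'}$, or $\delta_c=\delta_{c'}$ and $o(c)<o(c')$. By (A1) and (A2), $\Phi_{\emptyset,K'}$ is the transfinite composition along $W'$ of the operations $\Theta_{(\varepsilon),K_0'}$ and $\Theta_{(\delta_c,j^*,o(c)),K'}$.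

\emph{Matching.} The map $W\to W'$ given by $\varepsilon\mapsto\varepsilon$ and $e^c_i\mapsto c$ is an order isomorphism. For $\varepsilon\in E$, $e^c_i<\varepsilon$ if and only if $\delta_c\le\varepsilon$, by \eqref{eq:A}. If $\delta_c<\delta_{c'}$, then $e^c_i<\delta_c<e^{c'}_i$ by (a). If $\delta_c=\delta_{c'}$, then $e^c_i<e^{c'}_i$ if and only if $o(c)<o(c')$. Corresponding factors are $\sim$-related via restrictions of $h$, by Lemma~\ref{lem:pattern}(2). For $\varepsilon\in E$, Step~4 shows that $h$ maps $(K_0)_{(\varepsilon)}$ onto $(K_0')_{(\varepsilon)}$ and is pattern-preserving over $((\varepsilon),(\varepsilon))$. For $c$ of type A, $h$ maps $K_{(e^c_i)}$ onto $K'_{(\delta_c,j^*,o(c))}$ and induces $t^i_n\mapsto t^0_n$ ($n\in c$) on the tails, which preserves lengths, $\Delta$ and $\prec$ by Step~1. By Lemma~\ref{lem:sim}(c), $\Phi_{\emptyset,K}\sim_h\Phi_{\emptyset,K'}$. Applied to $P=P'=\{\emptyset\}$ and $g=\emptyset$, this says that $\tilde h$ maps $P_K$ isomorphically onto $P_{K'}$.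

\medskip\noindent\textbf{Step 6: the copy.}
By Step~4 the map $g^*:\omega\to s^*$, $n\mapsto x^*_n$, is a bijection. Let $\dot B^*=\widetilde{g^*}(\dot B)$; this does not depend on $\alpha$ or $i$. Given $\alpha<\nu$, take $i,h,K,K'$ as above. On $s_{\alpha_i}$ we have $h=g^*\circ g_{\alpha_i}$, so $\tilde h(\dot B_{\alpha_i})=\widetilde{g^*}(\dot B)=\dot B^*$. Since $h$ is the identity on $s_\alpha\supseteq s_p$, we have $\tilde h(\dot B_\alpha)=\dot B_\alpha$ and $\tilde h(p)=p$. By Lemma~\ref{lem:monotone}(d) and (E3), $\dot B_\alpha$ and $\dot B_{\alpha_i}$ are canonical $P_K$-names, so $\dot B^*$ is a canonical $P_{K'}$-name and hence a canonical $P_L$-name. As $\alpha_i\ne\alpha$, the condition $p$ forces over $P_L$, and by (E4) over $P_K$, that $\dot B_{\alpha_i}$ is infinite and $\dot B_\alpha\cap\dot B_{\alpha_i}$ is finite. Applying $\tilde h$, $p$ forces over $P_{K'}$ that $\dot B^*$ is infinite and $\dot B_\alpha\cap\dot B^*$ is finite. By (E4) again, $p$ forces the same over $P_L$.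
\end{proof}

\begin{remark}\label{rem:consistent}
Lemma~\ref{lem:copy} also applies, with $\nu=\mu$ and a bijection between $2^{<\omega}$ and $\omega$, to names for the antichains $A_\varepsilon$ of Section~\ref{sec:small}. It yields an infinite set almost disjoint from all $A_\varepsilon$. This does not conflict with Proposition~\ref{prop:small}: being an antichain is a Borel property that $\tilde h$ transports in Step~6, so the copy is again an antichain and has empty trace.
\end{remark}

\section{An upper bound in ZFC}\label{sec:upper}

We prove Theorem~\ref{thm:zfc}(b). Assume $\kappa=\max\{\mathfrak{d},\mathrm{non}(\mathcal{M})\}\le\mathrm{cov}(\mathcal{N})$; by (F2), $\mathrm{cof}(\mathcal{M})=\kappa$. We construct antichains $A_\xi$ by recursion on $\xi<\kappa$. Two things must be achieved. To avoid the earlier antichains, we pick the $k$th node at random from a chain of $2^k$ nodes: an antichain contains at most one node of the chain, and fewer than $\mathrm{cov}(\mathcal{N})$ null sets do not cover the space of choices. To meet a set $B$ with uncountable trace, the chain should consist of elements of $B$ for infinitely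 many $k$. There may be more than $\kappa$ sets $B$, so we guess: $\mathfrak{d}$ many interval partitions bound the levels where the chains are found, and $\mathrm{non}(\mathcal{M})$ many sequences guess the chains infinitely often. The chain must be incomparable with the nodes picked before, and these are random, so what is guessed is a function of the set of earlier nodes.

\subsection*{The construction}

For each $d$ in a dominating family of size $\mathfrak{d}$ let $n_0=0$ and $n_{k+1}=d(n_k)+n_k+1$, and let $\mathcal{D}$ be the family of the resulting sequences $n=(n_k)$. They are strictly increasing, so $n_k\ge k$, and for every $f\in\omega^\omega$ some $n\in\mathcal{D}$ has $f(n_k)\le n_{k+1}$ for almost all $k$, namely the one obtained from a $d$ with $f\le^*d$.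

Let $n\in\mathcal{D}$. A \emph{guess at $k$} is a function that assigns to each antichain $H\subseteq2^{<n_k}$ either the word ``none'' or a chain $b_0\subsetneq\dots\subsetneq b_{2^k-1}$ of nodes with lengths in $[n_k,n_{k+1})$. The set of guesses at $k$ is finite and nonempty; number its elements. By (F4) there is a family $\mathcal{C}_n$ of at most $\mathrm{non}(\mathcal{M})$ sequences $c=(c(k))_k$ of guesses such that every sequence of guesses agrees infinitely often with a member of $\mathcal{C}_n$: read each member of the family $F$ in (F4) as a sequence of numbers of guesses, replacing values that are out of range by $0$. Enumerate, possibly with repetitions, all triples $(n,c,m)$ with $n\in\mathcal{D}$, $c\in\mathcal{C}_n$, $m\in\omega$ in type $\kappa$.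

Suppose that the antichains $A_\eta$, $\eta<\xi$, are defined, and let $(n,c,m)$ be the $\xi$th triple. Let $\Omega=\prod_k\{0,\dots,2^k-1\}$ carry the product of the uniform measures; writing the $k$th entry with $k$ binary digits identifies $\Omega$ with $2^\omega$ and its usual measure. For $j\in\Omega$ define nodes $u_k=u^j_k$, for some $k\ge m$, by recursion. Let $H_k=\{u_{k'}:m\le k'<k,\ u_{k'}\text{ is defined}\}$, and assume inductively that $H_k$ is an antichain contained in $2^{<n_k}$. If $c(k)(H_k)$ is a chain $(b_0,b_1,\dots)$ and $b_0$ extends no member of $H_k$, let $u_k=b_{j(k)}$; otherwise $u_k$ is undefined. A member of $H_k$ is shorter than $b_0\subseteq u_k$, so if it were comparable with $u_k$, it would be an initial segment of $b_0$. Thus $H_{k+1}$ is an antichain contained in $2^{<n_{k+1}}$.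

Let $\eta<\xi$. The set $H_k$ and the chain $c(k)(H_k)$ depend only on $j\restriction k$, and $A_\eta$ contains at most one element of the chain. So, given $j\restriction k$, the probability that $u_k$ is defined and in $A_\eta$ is at most $2^{-k}$. By the Borel--Cantelli lemma, $\{j:\exists^\infty k\ u^j_k\in A_\eta\}$ is null. Since $|\xi|<\kappa\le\mathrm{cov}(\mathcal{N})$, we can fix $j$ outside these null sets for all $\eta<\xi$. Let $A_\xi=\{u^j_k:k\ge m,\ u^j_k\text{ is defined}\}$. It is an antichain, and $A_\xi\cap A_\eta$ is finite for $\eta<\xi$.

Let $\mathcal{A}=\{A_\xi:A_\xi\text{ is infinite}\}$. This is an almost disjoint family of at most $\kappa$ infinite antichains, so $\mathcal{A}\subseteq\mathcal{BR}^\perp$.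

\subsection*{Every set with uncountable trace is met}

Let $\pi(B)$ be uncountable. Let $Y$ be the set of $y\in\pi(B)$ such that every neighborhood of $y$ contains uncountably many points of $\pi(B)$. All but countably many points of $\pi(B)$ are in $Y$, so every neighborhood of a point of $Y$ contains uncountably many points of $Y$. Let $T=\{y\restriction l:y\in Y,\ l\in\omega\}$. Then $T$ is a nonempty tree without terminal nodes, every $s\in T$ has two incomparable extensions in $T$, and above every $s\in T$ there are arbitrarily long chains of elements of $B$, because $s\subseteq y$ for some $y\in\pi(B)$. Choose $f\in\omega^\omega$ such that every $s\in T\cap2^l$ has at least two extensions in $T\cap2^{l'}$ for every $l'\ge f(l)$, and is extended by all members of some chain of $2^l$ elements of $B$ with lengths in $[l,f(l))$. The numbers $|T\cap2^l|$ tend to infinity, so there are $n\in\mathcal{D}$ and $m$ with $f(n_k)\le n_{k+1}$ for $k\ge m$ and $|T\cap2^{n_m}|\ge3$.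

Define a sequence $g$ of guesses: $g(k)(H)$ is a chain of $2^k$ elements of $B$ with lengths in $[n_k,n_{k+1})$, all extending some $s\in T\cap2^{n_k}$ that extends no member of $H$, if there is such a chain, and ``none'' otherwise. Let $c\in\mathcal{C}_n$ agree with $g$ infinitely often, let $\xi$ be an index of the triple $(n,c,m)$, and let $u_k,H_k$ be as in the construction of $A_\xi$ for the chosen $j$.

The nodes picked so far must not block all of $T$. Let $N_k$ be the number of $s\in T\cap2^{n_k}$ that extend no member of $H_k$; call these $s$ \emph{free}. Since $H_m=\emptyset$, $N_m\ge3$. We claim that $N_{k+1}\ge2(N_k-1)$ for $k\ge m$. If $u_k$ is defined, then $|u_k|\ge n_k$ and at most one free $s\in2^{n_k}$ is an initial segment of $u_k$; discard it. Each remaining free $s$ has at least two extensions $s'\in T\cap2^{n_{k+1}}$, as $n_{k+1}\ge f(n_k)$. Such an $s'$ does not extend $u_k$, for otherwise $s=s'\restriction n_k\subseteq u_k$; and it extends no member of $H_k\subseteq2^{<n_k}$, for such a member would be an initial segment of $s$. This proves the claim, and by induction $N_k\ge3$ for all $k\ge m$.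

Let $k\ge m$ with $c(k)=g(k)$. There is a free $s\in T\cap2^{n_k}$, and above it a chain of $2^{n_k}\ge2^k$ elements of $B$ with lengths in $[n_k,f(n_k))\subseteq[n_k,n_{k+1})$. So $c(k)(H_k)=g(k)(H_k)$ is a chain $(b_0,b_1,\dots)$ of elements of $B$ above some free node $s_1$ of length $n_k$. A member of $H_k$ that is an initial segment of $b_0$ would be an initial segment of $s_1$, so there is none. Hence $u_k$ is defined and belongs to $B$. This happens for infinitely many $k$, and the $u_k$ have different lengths, so $A_\xi\cap B$ is infinite. Thus $A_\xi\in\mathcal{A}$ and $B\notin\mathcal{A}^\perp$.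

Therefore $\mathcal{A}\cup\mathcal{A}^\perp\subseteq tr(\mathsf{ctble})$ and $\mathfrak{a}_{\mathrm{Sacks}}\le\kappa=\mathrm{cof}(\mathcal{M})$. This completes the proof of Theorem~\ref{thm:zfc}(b).

\begin{thebibliography}{9}

\bibitem{Guzman}
Osvaldo Guzman, \emph{P-points, MAD families and Cardinal Invariants}, arXiv:1810.09680 (2018).

\end{thebibliography}
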